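\title{Simplicity of spherical highest weight modules\\ for supersymmetric pairs}

\begin{abstract}
Let $(\mathfrak g,\mathfrak k)$ be a supersymmetric pair with an Iwasawa decomposition. Each spherical weight $\lambda$ for a base $\Sigma$ of the restricted root system determines a finite-dimensional module $V_\Sigma(\lambda)$ with a $\mathfrak k$-coinvariant, and this module need not be simple. A conjecture in Sherman's paper on the Cartan--Helgason theorem for supersymmetric pairs proposes, for fully reflectable $\lambda$, a simplicity criterion made of one numerical condition for each non-isotropic simple root of each base. We show that the conjecture is false: its ``if'' half fails in every rank $r\ge2$, for example for $\mathfrak{osp}(4|4)\supset\mathfrak{so}(2)\oplus\mathfrak{osp}(2|4)$. The ``only if'' half holds in general, and both halves hold in rank one when the simple root is non-isotropic. For the pairs $(\mathfrak{gl}(m|n),\mathfrak{gl}(r)\oplus\mathfrak{gl}(m-r|n))$ we give the exact simplicity criterion and determine when the conjecture holds. The positive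 results come from the differential equations satisfied by spherical functions.
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite-dimensional highest weight module over a reductive Lie algebra is simple. Over a Lie superalgebra it can have proper submodules, and a functional that is invariant under a symmetric subalgebra $\mathfrak k$ need not descend to the simple quotient. This paper is about deciding, from the highest weight alone, when it does.

\subsection{Supersymmetric pairs and spherical weights}

We work over $\mathbb C$ and write $\mathbb N=\mathbb Z_{\ge0}$. A super vector space with even part of dimension $d_0$ and odd part of dimension $d_1$ has dimension $(d_0|d_1)$ and superdimension $\operatorname{sdim}=d_0-d_1$; the parity of a homogeneous element $x$ is $|x|$. Modules and submodules are $\mathbb Z/2$-graded, and $M_\mu$ denotes a weight space.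

Let $\mathfrak g$ be a finite-dimensional symmetrizable Kac--Moody superalgebra, that is, $\mathfrak{gl}(m|n)$, $\mathfrak{osp}(m|2n)$, or one of the simple exceptional superalgebras $D(2,1;a)$, $F(4)$, $G(3)$. Fix a non-degenerate invariant form $(\cdot,\cdot)$ on $\mathfrak g$: it is even, $(x,y)=(-1)^{|x||y|}(y,x)$, and $([x,y],z)=(x,[y,z])$. Let $\theta$ be an involution of $\mathfrak g$ that preserves the form, with fixed points $\mathfrak k$ and $(-1)$-eigenspace $\mathfrak p$. Then $(\mathfrak g,\mathfrak k)$ is called a \emph{supersymmetric pair}. Let $\mathfrak a\subset\mathfrak p_{\bar0}$ be a Cartan subspace: a maximal abelian subspace of $\mathfrak p_{\bar0}$, acting diagonalizably on $\mathfrak g$. We assume that $\mathfrak a\ne0$ and that the form is non-degenerate on $\mathfrak a$. It then induces a form on $\mathfrak a^*$, and each $\alpha\in\mathfrak a^*$ defines $t_\alpha\in\mathfrak a$ by $(t_\alpha,h)=\alpha(h)$.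

The set $\Delta\subset\mathfrak a^*\setminus\{0\}$ of non-zero weights of $\mathfrak a$ on $\mathfrak g$ is the \emph{restricted root system}, and $\mathfrak g_\beta$ is the root space of $\beta\in\Delta$; we put $\mathfrak g_\beta=0$ for $\beta\notin\Delta\cup\{0\}$. A root space can have both an even and an odd part. A root $\beta$ is \emph{non-isotropic} if $(\beta,\beta)\neq0$; its coroot is then $h_\beta=2t_\beta/(\beta,\beta)$, so that $\mu(h_\beta)=2(\mu,\beta)/(\beta,\beta)$ and $\beta(h_\beta)=2$. A \emph{base} $\Sigma\subset\Delta$ is the set of simple roots of a positive system $\Delta^+_\Sigma$; this is understood to mean that $\Sigma$ is linearly independent, $\Delta=\Delta^+_\Sigma\sqcup(-\Delta^+_\Sigma)$ and $\Delta^+_\Sigma\subset\mathbb N\Sigma$, so that $\Delta^+_\Sigma=\Delta\cap\mathbb N\Sigma$. The number of elements of $\Sigma$ is the \emph{rank}. Put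
\[
\mathfrak n_\Sigma=\bigoplus_{\beta\in\Delta^+_\Sigma}\mathfrak g_\beta,\qquad \mathfrak m=\mathfrak c_{\mathfrak k}(\mathfrak a),\qquad \mathfrak q_\Sigma=\mathfrak m\oplus\mathfrak a\oplus\mathfrak n_\Sigma ,
\]
where $\mathfrak c$ denotes a centralizer. We assume the \emph{Iwasawa decomposition} $\mathfrak g=\mathfrak k\oplus\mathfrak a\oplus\mathfrak n_\Sigma$. It is equivalent to $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$, because $\mathfrak g=\mathfrak m\oplus\mathfrak c_{\mathfrak p}(\mathfrak a)\oplus\mathfrak n_\Sigma\oplus\theta\mathfrak n_\Sigma$ and $\theta y=(y+\theta y)-y$. These are the \emph{standing assumptions}.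

A $\mathfrak g$-module is a \emph{highest weight module} of highest weight $\lambda\in\mathfrak a^*$ with respect to $\Sigma$ if it is generated by a vector $v$ with $\mathfrak n_\Sigma v=0$ and $hv=\lambda(h)v$ for $h\in\mathfrak a$; changing parity if necessary, we take $v$ even. A \emph{$\mathfrak k$-coinvariant} of a module $V$ is a linear functional $\varphi$ with $\varphi(\mathfrak kV)=0$, that is, an element of $(V^*)^{\mathfrak k}$. The weight $\lambda$ is \emph{$\Sigma$-spherical} if some finite-dimensional highest weight module of highest weight $\lambda$ has a non-zero $\mathfrak k$-coinvariant, and $P^+_\Sigma$ is the set of $\Sigma$-spherical weights.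

There is a canonical module to test. Let $\mathbb C_\lambda$ be the one-dimensional $\mathfrak q_\Sigma$-module on which $\mathfrak a$ acts by $\lambda$ and $\mathfrak m\oplus\mathfrak n_\Sigma$ by $0$, and let $I_\Sigma(\lambda)=U(\mathfrak g)\otimes_{U(\mathfrak q_\Sigma)}\mathbb C_\lambda$, with generator $v_\lambda$. Since $\mathfrak g=\mathfrak k+\mathfrak q_\Sigma$ and $\mathfrak k\cap\mathfrak q_\Sigma=\mathfrak m$, we have $I_\Sigma(\lambda)\cong U(\mathfrak k)\otimes_{U(\mathfrak m)}\mathbb C$ as $\mathfrak k$-modules, so there is exactly one $\mathfrak k$-coinvariant $\varphi$ with $\varphi(v_\lambda)=1$. Let $V_\Sigma(\lambda)$ be the quotient of $I_\Sigma(\lambda)$ by the largest submodule contained in $\ker\varphi$. Thus $\varphi$ is defined on $V_\Sigma(\lambda)$ and is non-zero on every non-zero submodule. Lemma~\ref{lem:recognize} shows that $\lambda\in P^+_\Sigma$ if and only if $V_\Sigma(\lambda)$ is finite-dimensional, and that $V_\Sigma(\lambda)$ is simple if and only if the simple quotient of $I_\Sigma(\lambda)$ has a non-zero $\mathfrak k$-coinvariant.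

Finally, $\lambda\in P^+_\Sigma$ is \emph{fully reflectable} if for every base $\Sigma'$ there is $\lambda_{\Sigma'}\in P^+_{\Sigma'}$ with $V_\Sigma(\lambda)\cong V_{\Sigma'}(\lambda_{\Sigma'})$. The weight $\lambda_{\Sigma'}$ is then determined: every weight of the module lies in $\lambda_{\Sigma'}-\mathbb N\Sigma'$.

\subsection{The conjecture}

For a non-isotropic root $\beta$ put
\[
N(\beta)=-\tfrac12\operatorname{sdim}\mathfrak g_\beta-\operatorname{sdim}\mathfrak g_{2\beta},
\]
and call a number $a$ \emph{critical for $\beta$} if $N(\beta)\in\mathbb N$ and $a\in\{N(\beta)+1,\dots,2N(\beta)\}$.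

To see where this set comes from, suppose that $\Delta\subset\{\pm\beta,\pm2\beta\}$ and $\mathfrak a^*=\mathbb C\beta$, and write $N=N(\beta)$. Half the sum of the positive roots, counted with the superdimensions of their root spaces, is $\rho=-N\beta$. For $\lambda=a\beta$ we have $a=\lambda(h_\beta)/2$, and the Casimir element acts on $V_\Sigma(\lambda)$ by $(\lambda,\lambda+2\rho)=(\beta,\beta)\,a(a-2N)$. A proper submodule has a highest weight $a'\beta$ with $a'<a$ and $a'(a'-2N)=a(a-2N)$, so $a'=2N-a$. If $a'$ has to be dominant, $a'\ge0$, then $N<a\le2N$. So the critical values are those for which the mirror image of $a$ in the point $N$ is a smaller dominant weight. For a Lie algebra $N<0$ and there are none; they appear when odd root spaces outweigh even ones.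

In higher rank, each simple root $\beta$ spans a rank one Levi subalgebra to which this test applies, and a fully reflectable weight can be tested in every base. Dominance of a weight is decided by the simple roots, and one may guess that simplicity is too. This is the statement posed as a conjecture in \cite{Sherman}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $\Sigma$ be a base and let $\lambda\in P^+_\Sigma$ be fully reflectable. Then $V_\Sigma(\lambda)$ is simple if and only if, for every base $\Sigma'$ and every non-isotropic $\beta\in\Sigma'$, the number $\lambda_{\Sigma'}(h_\beta)/2$ is not critical for $\beta$.}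
\end{quote}

\subsection{Results}

The Conjecture is false, and its ``if'' half fails in every rank $r\ge2$. Below, $B_r=\{\pm e_j,\ \pm e_j\pm e_k\ (j<k)\}$ and $BC_r=B_r\cup\{\pm2e_j\}$, where $e_1,\dots,e_r$ is an orthogonal basis of $\mathfrak a^*$ specified in the proofs, and in both cases
\[
\Sigma=\{e_1-e_2,\dots,e_{r-1}-e_r,\ e_r\}.
\]

\begin{theorem}\label{thm:counter}
Let $2\le r\le n$, $\mathfrak g=\mathfrak{osp}(2n|2n)$ and $\mathfrak k=\mathfrak{so}(r)\oplus\mathfrak{osp}(2n-r|2n)$. The standing assumptions hold and $\Delta=B_r$. The weight $\lambda=2e_1$ lies in $P^+_\Sigma$, is fully reflectable, and satisfies the condition of the Conjecture for all $\Sigma'$ and $\beta$. But $V_\Sigma(\lambda)$ is not simple.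
\end{theorem}

The smallest case is $\mathfrak{osp}(4|4)\supset\mathfrak{so}(2)\oplus\mathfrak{osp}(2|4)$. The next theorem describes what remains true for all pairs.

\begin{theorem}\label{thm:general}
Let $(\mathfrak g,\mathfrak k)$ satisfy the standing assumptions, and let $\Sigma$ be a base.
\begin{enumerate}
\item[(a)] If $\lambda\in P^+_\Sigma$ is fully reflectable and $V_\Sigma(\lambda)$ is simple, then for every base $\Sigma'$ and every non-isotropic $\beta\in\Sigma'$ the number $\lambda_{\Sigma'}(h_\beta)/2$ is not critical for $\beta$.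
\item[(b)] If $\Sigma=\{\beta\}$ with $\beta$ non-isotropic and $\lambda\in P^+_\Sigma$ (full reflectability is not needed), then $V_\Sigma(\lambda)$ is simple if and only if $\lambda(h_\beta)/2$ is not critical for $\beta$. In particular, the Conjecture holds in this case.
\end{enumerate}
\end{theorem}

For one family of pairs we find the exact criterion, which shows what the Conjecture misses.

\begin{theorem}\label{thm:gl}
Let $\mathfrak g=\mathfrak{gl}(m|n)$, $\mathfrak k=\mathfrak{gl}(r)\oplus\mathfrak{gl}(m-r|n)$ with $1\le r\le m/2$ and $n\ge1$, and put $N=n+2r-m-1$. Then $\Delta=BC_r$,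
\[
P^+_\Sigma=\Big\{\sum_j2k_je_j\ :\ k_j\in\mathbb Z,\ k_1\ge\dots\ge k_r\ge0\Big\},
\]
and every $\lambda\in P^+_\Sigma$ is fully reflectable. For $\lambda=\sum_j2k_je_j\in P^+_\Sigma$ put $A_j=2(k_j+r-j)$. Then $V_\Sigma(\lambda)$ is simple if and only if for each $j$
\[
A_j\notin\{N+1,\dots,2N\}\qquad\text{or}\qquad 2N-A_j\in\{A_1,\dots,A_r\}.
\]
The condition of the Conjecture is only $A_r\notin\{N+1,\dots,2N\}$. For this pair the Conjecture is true for all $\lambda$ if and only if $r=1$ or $N\le1$.
\end{theorem}

In words: place beads at the even integers $A_1>\dots>A_r\ge0$ and a mirror at $N$. The module is simple exactly when no bead to the right of the mirror can jump to its mirror image, the image being either negative or occupied. The Conjecture inspects only the leftmost bead.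

\subsection{The method}

Theorem~\ref{thm:counter} is a direct computation in the symmetric square of the defining representation (Section~\ref{sec:osp}). The other two theorems use two tools. To prove that $V_\Sigma(\lambda)$ \emph{is} simple, we show that a proper simple submodule would have a smaller spherical highest weight with the same central character (Section~\ref{sec:modules}), and we exclude such weights. To prove that $V_\Sigma(\lambda)$ is \emph{not} simple we do not construct a submodule. A simple module with a $\mathfrak k$-coinvariant $\varphi$ also has a $\mathfrak k$-invariant vector $w$, and the spherical function $f(h)=\varphi(e^hw)$ on $\mathfrak a$ is a finite sum of exponentials with leading term $e^\lambda$ (Section~\ref{sec:spherical}). It is an eigenfunction of differential operators attached to the center of $U(\mathfrak g)$ (Section~\ref{sec:radial}). In rank one the operator is an ordinary differential operator $D$, and at a critical value $D$ has a Jordan block on Laurent polynomials, so that no eigenfunction with leading term $e^\lambda$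 exists (Section~\ref{sec:rankone}). For $\mathfrak{gl}(m|n)$ the operators separate into $r$ copies of $D$ acting on antisymmetric polynomials, and each bead feels the Jordan blocks of $D$ (Section~\ref{sec:gl}). Section~\ref{sec:multiples} contains a case-by-case check on root systems that is needed in rank one.

\section{The modules $V_\Sigma(\lambda)$}\label{sec:modules}

Fix a base $\Sigma$, write $\mathfrak n=\mathfrak n_\Sigma$, $\mathfrak n^-=\theta\mathfrak n$, $\Delta^+=\Delta^+_\Sigma$, and write $\nu\le\lambda$ if $\lambda-\nu\in\mathbb N\Sigma$. Put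
\[
\rho=\tfrac12\sum_{\alpha\in\Delta^+}\operatorname{sdim}(\mathfrak g_\alpha)\,\alpha,\qquad k_y=y+\theta y\in\mathfrak k\quad(y\in\mathfrak g_\alpha).
\]
Since $\theta=-1$ on $\mathfrak a$, we have $\theta\mathfrak g_\alpha=\mathfrak g_{-\alpha}$. The form pairs $\mathfrak g_\alpha$ non-degenerately with $\mathfrak g_{-\alpha}$, it is non-degenerate on $\mathfrak c_{\mathfrak g}(\mathfrak a)=\mathfrak m\oplus\mathfrak a$, and $\mathfrak k\perp\mathfrak p$; hence it is non-degenerate on $\mathfrak m$. We use the Poincar\'e--Birkhoff--Witt theorem (PBW) in the form: for any ordered homogeneous basis of a Lie superalgebra, the ordered monomials in which each odd basis element occurs at most once form a basis of the enveloping algebra.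

\begin{remark}[Levi subalgebras]\label{rem:levi}
For a non-isotropic $\beta\in\Sigma$ let
\[
\mathfrak l_\beta=\mathfrak c_{\mathfrak g}(\ker\beta)=\mathfrak m\oplus\mathfrak a\oplus\bigoplus_{\alpha\in\Delta\cap\mathbb C\beta}\mathfrak g_\alpha .
\]
It is $\theta$-stable, the form is non-degenerate on it, $\mathfrak a$ is its own centralizer in $\mathfrak p\cap\mathfrak l_\beta$, and $\{\beta\}$ is a base of its restricted roots. Sections~\ref{sec:modules}, \ref{sec:spherical} and~\ref{sec:radial}, with the exception of Lemma~\ref{lem:multiples}, use nothing about $\mathfrak g$ except these properties, so they apply to $(\mathfrak l_\beta,\theta,\mathfrak a,\{\beta\})$.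
\end{remark}

The first lemma lets us recognize $V_\Sigma(\lambda)$ inside concrete modules.

\begin{lemma}\label{lem:recognize}
Let $M$ be a highest weight module of highest weight $\lambda$ with generator $v$, let $\varphi\ne0$ be a $\mathfrak k$-coinvariant of $M$, and let $J$ be the largest submodule of $M$ contained in $\ker\varphi$. Then $M=\mathbb Cv+\mathfrak kM$, so $\varphi(v)\neq0$ and $\varphi$ is determined by $\varphi(v)$; and $M/J\cong V_\Sigma(\lambda)$. Consequently $\lambda\in P^+_\Sigma$ if and only if $V_\Sigma(\lambda)$ is finite-dimensional, and $V_\Sigma(\lambda)$ is simple if and only if the simple quotient of $I_\Sigma(\lambda)$ has a non-zero $\mathfrak k$-coinvariant.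
\end{lemma}

\begin{proof}
By the Iwasawa decomposition and PBW, $U(\mathfrak g)=U(\mathfrak k)U(\mathfrak a)U(\mathfrak n)$, so $M=U(\mathfrak k)v=\mathbb Cv+\mathfrak kM$. For $x\in\mathfrak m$ the vector $xv$ has weight $\lambda$ and is killed by $\mathfrak n$, because $[\mathfrak n,\mathfrak m]\subset\mathfrak n$. Hence $U(\mathfrak g)xv=U(\mathfrak k)xv\subset\mathfrak kM\subset\ker\varphi$, and $xv\in J$. So $M/J$ is a quotient of $I_\Sigma(\lambda)$, the functional $\varphi$ pulls back to a non-zero multiple of the coinvariant of $I_\Sigma(\lambda)$, and $M/J$ has no non-zero submodule in $\ker\varphi$. This means $M/J\cong V_\Sigma(\lambda)$. For the two consequences take for $M$ a finite-dimensional module as in the definition of $P^+_\Sigma$, respectively the simple quotient of $I_\Sigma(\lambda)$, for which $J=0$; the converse implications hold because $V_\Sigma(\lambda)$ itself carries $\varphi$.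
\end{proof}

Because $\varphi$ is determined by one value, it is fixed by every symmetry that fixes $v$ and preserves $\mathfrak k$. This gives a parity constraint; it also shows that $\varphi$ vanishes on $M_{\bar1}$.

\begin{lemma}\label{lem:parity}
In the situation of Lemma~\ref{lem:recognize}, $\varphi(M_\nu)=0$ unless $\lambda-\nu\in2\mathbb N\Sigma$.
\end{lemma}

\begin{proof}
All weights of $M=U(\mathfrak n^-)U(\mathfrak m)v$ satisfy $\nu\le\lambda$. Fix $\sigma\in\Sigma$ and choose $h\in\mathfrak a$ with $\sigma(h)=1$ and $\sigma'(h)=0$ for the other $\sigma'\in\Sigma$. Let $\tau$ act on $M_\nu$ by $(-1)^{(\lambda-\nu)(h)}$, on $\mathfrak g_\alpha$ by $(-1)^{\alpha(h)}$, and trivially on $\mathfrak m\oplus\mathfrak a$. On $\mathfrak g$ this is an automorphism; it commutes with $\theta$ because $\alpha(h)$ and $-\alpha(h)$ have the same parity, so it preserves $\mathfrak k$. Also $\tau(xu)=\tau(x)\tau(u)$ for $x\in\mathfrak g$, $u\in M$. Hence $\varphi\circ\tau$ is a $\mathfrak k$-coinvariant with the same value at $v$, and $\varphi\circ\tau=\varphi$. So $\varphi(M_\nu)=0$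 if the coefficient of $\sigma$ in $\lambda-\nu$ is odd.
\end{proof}

The defining property of $V_\Sigma(\lambda)$, that $\varphi$ survives on every submodule, makes simple submodules spherical.

\begin{lemma}\label{lem:submodule}
Let $\lambda\in P^+_\Sigma$ and suppose that $V=V_\Sigma(\lambda)$ is not simple. Then there are $\mu\in P^+_\Sigma$ and a vector $s\in V_\mu$ with $(\mathfrak m\oplus\mathfrak n)s=0$, $\varphi(s)\ne0$, $\mu\neq\lambda$ and $\lambda-\mu\in2\mathbb N\Sigma$.
\end{lemma}

\begin{proof}
Let $S\subsetneq V$ be a simple submodule and $\mu$ a maximal weight of $S$, so that $\mathfrak nS_\mu=0$. If $S'\ne0$ is an $(\mathfrak m\oplus\mathfrak a)$-submodule of $S_\mu$, then $S=U(\mathfrak g)S'=U(\mathfrak n^-)S'$ has $\mu$-weight space $S'$; so $S_\mu$ is a simple $(\mathfrak m\oplus\mathfrak a)$-module. By the Iwasawa decomposition $S=U(\mathfrak k)S_\mu=S_\mu+\mathfrak kS$, and $\varphi|_S\ne0$, so $\varphi|_{S_\mu}\neq0$. The submodule $\mathfrak mS_\mu$ of $S_\mu$ lies in $\ker\varphi$; it is therefore proper, hence zero. Thus $S_\mu=\mathbb Cs$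 with $\mathfrak ms=0$ and $\varphi(s)\ne0$, and $\mu\in P^+_\Sigma$ by definition. Since $V=U(\mathfrak n^-)v_\lambda$, the space $V_\lambda$ is the line spanned by the generator, so $\mu\ne\lambda$. Lemma~\ref{lem:parity} gives $\lambda-\mu\in2\mathbb N\Sigma$.
\end{proof}

\section{Orthosymplectic pairs: the counterexample}\label{sec:osp}

\subsection{The pair}\label{sub:osppair}

Let $1\le r\le n$, let $E=\mathbb C^{2n|2n}$ with its even supersymmetric form $b$, and $\mathfrak g=\mathfrak{osp}(E,b)$ with the supertrace form. Let $x_1,\dots,x_{2n}$ be an orthonormal basis of $E_{\bar0}$ and let $\eta_j,\xi_j$ $(1\le j\le n)$ be a basis of $E_{\bar1}$ with $b(\eta_j,\xi_k)=\delta_{jk}=-b(\xi_k,\eta_j)$ and $b(\eta_j,\eta_k)=b(\xi_j,\xi_k)=0$. Put $E'=\langle x_1,\dots,x_r\rangle$, and let $\theta$ be conjugation by the operator that is $-1$ on $E'$ and $+1$ on $E'^\perp$. It preserves the supertrace form, and $\mathfrak k=\mathfrak{so}(r)\oplus\mathfrak{osp}(2n-r|2n)$ is the stabilizer of $E'$.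

With $i=\sqrt{-1}$, let $a_j\in\mathfrak p_{\bar0}$ $(1\le j\le r)$ send $x_j\mapsto ix_{r+j}$, $x_{r+j}\mapsto-ix_j$ and kill the other basis vectors. Let $\mathfrak a$ be their span and $e_1,\dots,e_r$ the dual basis of $\mathfrak a^*$. We have $\operatorname{str}(a_ja_k)=2\delta_{jk}$, so the form is non-degenerate on $\mathfrak a$ and the $e_j$ are orthogonal of equal length. The vectors $x_j^\pm=x_j\pm ix_{r+j}$ have weight $\pm e_j$, and the zero weight space is $E^0=\langle x_1,\dots,x_{2r}\rangle^\perp$, of dimension $(2n-2r|2n)$. As a $\mathfrak g$-module, $\mathfrak g$ is the super exterior square $\Lambda^2E$. Its non-zero weights are $\pm e_j\pm e_k$ $(j<k)$, with root spaces of dimension $(1|0)$, and $\pm e_j$, with root spaces $x_j^\pm\wedge E^0$ of dimension $(2n-2r|2n)$; the weight $2e_j$ does not occur because $x_j^+\wedge x_j^+=0$. So $\Delta=B_r$. The zero weight space is spanned by the $x_j^+\wedge x_j^-$, which give $\mathfrak a$, and by $\Lambda^2E^0=\mathfrak{osp}(E^0)\subset\mathfrak k$. Hence $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$,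 $\mathfrak m=\mathfrak{osp}(E^0)$, and the standing assumptions hold. Moreover
\begin{equation}\label{eq:ospN}
N(\pm e_j)=-\tfrac12(2n-2r-2n)=r,\qquad N(\pm e_j\pm e_k)=-\tfrac12 .
\end{equation}

For $x\in E_{\bar0}$ and $\xi\in E_{\bar1}$ define an odd operator $T=T_{x,\xi}$ by
\[
Tu=b(x,u)\,\xi\quad(u\in E_{\bar0}),\qquad Tu=-b(\xi,u)\,x\quad(u\in E_{\bar1}).
\]
It lies in $\mathfrak g$, which means $b(Tu,u')+(-1)^{|u|}b(u,Tu')=0$: for $u$ even and $u'$ odd the left side is $b(x,u)b(\xi,u')-b(\xi,u')b(u,x)=0$, for $u$ odd and $u'$ even it is $-b(\xi,u)b(x,u')-b(x,u')b(u,\xi)=0$, and for equal parities both terms vanish. The map $x\otimes\xi\mapsto T_{x,\xi}$ is injective and $\dim\mathfrak g_{\bar1}=(2n)^2$, so these operators span $\mathfrak g_{\bar1}$.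

\subsection{A coinvariant and an invariant in $S^2E$}

In the super symmetric square $S^2E$ odd vectors anticommute, and an odd operator acts by $T(uu')=(Tu)u'+(-1)^{|u|}u\,Tu'$. Let $\operatorname{pr}\colon E\to E'$ be the orthogonal projection and define $\varphi(uu')=b(\operatorname{pr}u,\operatorname{pr}u')$. This is a $\mathfrak k$-coinvariant: $\mathfrak{so}(E')$ commutes with $\operatorname{pr}$ and preserves $b$, and $\operatorname{pr}\circ k=0$ for $k\in\mathfrak{osp}(E'^\perp)$. Let
\[
\omega=\sum_{j=1}^{2n}x_j^2-2\sum_{j=1}^n\eta_j\xi_j,\qquad\text{so that}\qquad\varphi(\omega)=r\ne0 .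
\]
The element $\omega$ is $\mathfrak g$-invariant. Indeed, for $\xi=\sum_j(\alpha_j\eta_j+\beta_j\xi_j)$ we have $b(\xi,\xi_j)=\alpha_j$ and $b(\xi,\eta_j)=-\beta_j$, so for each $l$
\[
T_{x_l,\xi}\Big(\sum_j\eta_j\xi_j\Big)=\sum_j\big(-b(\xi,\eta_j)\,x_l\xi_j+b(\xi,\xi_j)\,x_l\eta_j\big)=x_l\xi,\qquad T_{x_l,\xi}\Big(\sum_jx_j^2\Big)=2x_l\xi .
\]
Thus $\mathfrak g_{\bar1}\omega=0$, and $\mathfrak g_{\bar1}$ generates $\mathfrak g$ because $\mathfrak g_{\bar1}+[\mathfrak g_{\bar1},\mathfrak g_{\bar1}]$ is a non-zero ideal of a simple Lie superalgebra.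

The form $b$ defines a $\mathfrak g$-homomorphism $S^2E\to\mathbb C$ that kills the highest weight vector $(x_1^+)^2$ and sends $\omega$ to $2n-2n=\operatorname{sdim}E=0$. So nothing prevents $\omega$ from lying in the submodule generated by $(x_1^+)^2$; this is why $E$ is chosen of superdimension zero. The smallest case can be seen completely.

\begin{example}\label{ex:osp22}
Let $r=n=1$, so $\mathfrak g=\mathfrak{osp}(2|2)$, $\mathfrak k=\mathfrak{osp}(1|2)$, $\Delta=\{\pm\beta\}$ with $\beta=e_1$, and $\mathfrak g_{\pm\beta}=\{T_{x^\pm,\zeta}:\zeta\in E_{\bar1}\}$ has dimension $(0|2)$, where $x^\pm=x_1^\pm$. Here $N(\beta)=1$, and the only critical value is $2$. Take $v=(x^+)^2$, of weight $\lambda=2\beta$, so that $\lambda(h_\beta)/2=2$. It is killed by $\mathfrak m$ and, since $b(x^+,x^+)=0$, by $\mathfrak g_\beta$. From $b(x^-,x^+)=2$ and $x^+x^-=x_1^2+x_2^2$ we get, for $\zeta,\zeta'\in E_{\bar1}$,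
\[
T_{x^-,\zeta}\,v=4x^+\zeta,\qquad T_{x^-,\zeta'}(x^+\zeta)=2\zeta'\zeta-b(\zeta',\zeta)\,x^+x^-=-b(\zeta',\zeta)\,\omega .
\]
So $v$ generates the module $M=\langle v,\ x^+\eta_1,\ x^+\xi_1,\ \omega\rangle$ with weights $2\beta,\beta,\beta,0$. These formulas show that every non-zero submodule contains $\omega$, and $\varphi(\omega)=1$. By Lemma~\ref{lem:recognize}, $V_\Sigma(2\beta)=M$, and it is not simple, as the rank one test predicts.
\end{example}

For $r\ge2$ the same trivial submodule is present, but the simple root $e_r$ is orthogonal to $\lambda=2e_1$ and does not see it.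

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The statements about the pair were proved in \S\ref{sub:osppair}. Let $M=U(\mathfrak g)(x_1^+)^2\subset S^2E$.

\emph{Step 1: $\omega\in M$.} A $\mathfrak g$-submodule of $S^2E$ is stable under the connected group $SO(E_{\bar0})$. This group is transitive on non-zero isotropic vectors of $E_{\bar0}$: the orthogonal group is transitive by Witt's theorem, and since $2n\ge4$ the stabilizer of an isotropic vector contains a reflection. Hence $M$ contains the squares of all isotropic vectors of $E_{\bar0}$ and is generated by any non-zero one of them. From $(x+iy)^2+(x-iy)^2=2(x^2-y^2)$ we get $x^2-y^2\in M$ for orthonormal $x,y\in E_{\bar0}$. Applying $T_{x,\xi}$ gives $2x\xi\in M$, and then $T_{x,\eta}(x\xi)=\eta\xi-b(\eta,\xi)x^2\in M$ for $\eta,\xi\in E_{\bar1}$. So $x_j^2\equiv x_1^2$ and $\eta_j\xi_j\equiv x_1^2$ modulo $M$, and $\omega\equiv2n\,x_1^2-2n\,x_1^2=0$.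

\emph{Step 2: all bases give the same module.} The Weyl group of $B_r$, the group of signed permutations, is transitive on bases. So every base has the form $\Sigma'=\{e'_1-e'_2,\dots,e'_{r-1}-e'_r,e'_r\}$ with $(e'_j)$ a signed permutation of $(e_j)$, and the positive roots are $e'_j$ and $e'_j\pm e'_k$ $(j<k)$. Let $x'$ be the vector among the $x_j^\pm$ of weight $e'_1$. For a weight $\sum_jc_je_j$ of $S^2E$ we have $\sum_j|c_j|\le2$. A positive root $\alpha$ has $e'_1$-coefficient $0$ or $1$, so for $2e'_1+\alpha$ this sum is at least $3$. Thus $\mathfrak n_{\Sigma'}x'^2=0$. The vector $x'^2$ has weight $2e'_1$, generates $M$ by Step 1, and $\varphi(x'^2)=1$. By Lemma~\ref{lem:recognize}, $V_{\Sigma'}(2e'_1)\cong M/J$, where $J$ is the largest submodule of $M$ in $\ker\varphi$, which does not depend on $\Sigma'$. So $\lambda=2e_1\in P^+_\Sigma$ is fully reflectable, with $\lambda_{\Sigma'}=2e'_1$.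

\emph{Step 3: the condition of the Conjecture holds.} By \eqref{eq:ospN} the only $\beta\in\Sigma'$ with $N(\beta)\in\mathbb N$ is $\beta=e'_r$, with $N(\beta)=r$. Since $r\ge2$, we have $\lambda_{\Sigma'}(h_\beta)/2=0\notin\{r+1,\dots,2r\}$.

\emph{Step 4: $V_\Sigma(\lambda)$ is not simple.} Since $\varphi(\omega)=r\ne0$, we have $\omega\notin J$, so $\omega$ spans a one-dimensional trivial submodule of $M/J$. It is proper, because the image of $(x_1^+)^2$ is a non-zero vector of weight $2e_1$.
\end{proof}

\begin{remark}
For this pair $\rho=\sum_j(-r+(r-j))e_j=-\sum_jje_j$. So $\lambda+\rho=(1,-2,\dots,-r)$, and for the highest weight $0$ of the submodule $0+\rho=(-1,-2,\dots,-r)$. The two are exchanged by the reflection in $e_1$, which is the sum of all simple roots in $\Sigma$. Passing to another base moves $\lambda$ and $\rho$ together, so this root never becomes simple when $r\ge2$.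
\end{remark}

\section{Invariant vectors and spherical functions}\label{sec:spherical}

Restricted roots with non-zero even root space behave as they do for Lie algebras.

\begin{lemma}\label{lem:sl2}
Let $\zeta\in\Delta$ be non-isotropic with $\mathfrak g_{\zeta,\bar0}\neq0$. There is $y\in\mathfrak g_{\zeta,\bar0}$ such that $(y,h_\zeta,-\theta y)$ is an $\mathfrak{sl}_2$-triple. Let $M$ be a finite-dimensional $\mathfrak g$-module.
\begin{enumerate}
\item[(i)] Every weight of $M$, and in particular every root, takes an integer value on $h_\zeta$.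
\item[(ii)] The operator $\tilde s_\zeta=\exp(\frac\pi2k_y)$ on $M$ fixes $\mathfrak k$-invariant vectors and $\mathfrak k$-coinvariants, and $\tilde s_\zeta\,x\,\tilde s_\zeta^{-1}=\operatorname{Ad}(\tilde s_\zeta)x$, where the automorphism $\operatorname{Ad}(\tilde s_\zeta)=\exp(\frac\pi2\operatorname{ad}k_y)$ of $\mathfrak g$ commutes with $\theta$ and acts on $\mathfrak a$ by the reflection $s_\zeta(h)=h-\zeta(h)h_\zeta$.
\item[(iii)] If $v\in M$ has weight $\lambda$, $\mathfrak g_\zeta v=0$, and $\varphi(v)\ne0$ for a $\mathfrak k$-coinvariant $\varphi$, then $\lambda(h_\zeta)\in2\mathbb N$.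
\end{enumerate}
\end{lemma}

\begin{proof}
The bilinear form $(y,\theta y')$ on $\mathfrak g_{\zeta,\bar0}$ is non-degenerate, and symmetric because $(y,\theta y')=(\theta y,y')$. Choose $y$ with $(y,\theta y)\neq0$. The element $[y,\theta y]$ has weight $0$ and $\theta$ changes its sign, so it lies in $\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$; here the Iwasawa decomposition is used. From $([y,\theta y],h)=(y,[\theta y,h])=\zeta(h)(y,\theta y)$ we get $[y,\theta y]=(y,\theta y)t_\zeta$. Rescale $y$ so that $(y,\theta y)=-2/(\zeta,\zeta)$; then $[y,-\theta y]=h_\zeta$.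

Part (i) is the integrality of weights of $\mathfrak{sl}_2$. In the standard triple, $k_y$ is the matrix $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, and so is $\exp(\frac\pi2k_y)$; conjugation by it sends $h_\zeta$ to $-h_\zeta$. Also $k_y$ commutes with $\ker\zeta$. This gives the action on $\mathfrak a$, and the rest of (ii) holds because $k_y\in\mathfrak k_{\bar0}$. In (iii), $v$ generates a simple $\mathfrak{sl}_2$-module of highest weight $d=\lambda(h_\zeta)\in\mathbb N$. The matrix $k_y$ has eigenvalues $\pm i$, so it is conjugate to $ih_\zeta$ and has eigenvalues $id,i(d-2),\dots,-id$ on this module. If $d$ were odd, $k_y$ would be invertible there, and $v\in\mathfrak kM$ would give $\varphi(v)=0$.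
\end{proof}

The next lemma is the only place where simplicity is used as a hypothesis. A coinvariant is an invariant vector of the dual module; simplicity identifies the dual with the $\theta$-twist of the module and so produces an invariant vector in the module itself. For $h\in\mathfrak a$ let $e^h$ act on a weight space $L_\mu$ by $e^{\mu(h)}$.

\begin{lemma}\label{lem:spherical}
Let $L$ be a finite-dimensional simple module generated by an even vector $v$ of weight $\lambda$ with $(\mathfrak m\oplus\mathfrak n)v=0$, and let $\varphi\ne0$ be a $\mathfrak k$-coinvariant of $L$. There is a $\mathfrak k$-invariant vector $w\in L$ such that the \emph{spherical function}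
\[
f(h)=\varphi(e^hw)=\sum_\mu f_\mu\,e^{\mu(h)},\qquad f_\mu=\varphi(w_\mu),
\]
has $f_\lambda\ne0$. Moreover $f_\mu=0$ unless $\lambda-\mu\in2\mathbb N\Sigma$, and $f\circ s_\zeta=f$ for $\zeta$ as in Lemma~\ref{lem:sl2}.
\end{lemma}

\begin{proof}
Let $L^\theta$ be $L$ with $x$ acting as $\theta(x)$. In the simple module $L^\theta$ the vector $v$ has weight $-\lambda$ and is killed by $\mathfrak m\oplus\mathfrak n^-$. In the simple module $L^*$ let $v^*$ be the functional with $v^*(v)=1$ that vanishes on the weight spaces other than $L_\lambda=\mathbb Cv$. It has weight $-\lambda$, and it is killed by $\mathfrak m\oplus\mathfrak n^-$ because $(\mathfrak m\oplus\mathfrak n^-)L$ has no component in $L_\lambda$. So both modules are simple quotients of the module induced from the same one-dimensional representation of $\mathfrak m\oplus\mathfrak a\oplus\mathfrak n^-$. That module has a unique simple quotient, since its proper submodules are exactly those with zero $(-\lambda)$-weight space. Hence there is an isomorphism $\psi\colon L^\theta\to L^*$ with $\psi(v)=v^*$;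 comparing weights, $\psi(L_\mu)$ consists of the functionals supported on $L_\mu$. Put $w=\psi^{-1}(\varphi)$. It is $\mathfrak k$-invariant in $L^\theta$, hence in $L$. From $\varphi(v)=\psi(w_\lambda)(v)$ we get $w_\lambda=\varphi(v)v$, so $f_\lambda=\varphi(v)^2$, which is non-zero by Lemma~\ref{lem:recognize}. The second claim is Lemma~\ref{lem:parity}, and $f(s_\zeta h)=\varphi(\tilde s_\zeta e^h\tilde s_\zeta^{-1}w)=f(h)$ by Lemma~\ref{lem:sl2}(ii).
\end{proof}

The definition of $N(\beta)$ involves only $\beta$ and $2\beta$. To use it we must know that no other multiples of a simple root occur, and we shall need the sign of $\operatorname{sdim}\mathfrak g_{2\beta}$.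

\begin{lemma}\label{lem:multiples}
Let $\Sigma$ be a base and $\beta\in\Sigma$ non-isotropic. Then $\Delta\cap\mathbb C\beta\subset\{\pm\beta,\pm2\beta\}$, and $\mathfrak g_{\pm2\beta}$ is purely even.
\end{lemma}

The proof, in Section~\ref{sec:multiples}, uses only Lemma~\ref{lem:sl2}(i) and the list of root systems.

\section{Radial parts}\label{sec:radial}

We want to compute $\varphi(e^huw)$ for $u\in U(\mathfrak g)$ from the function $f$. For $u\in S(\mathfrak a)=U(\mathfrak a)$ this is differentiation: let $\partial(s)$ be the constant coefficient operator on $\mathfrak a$ defined by $s\in S(\mathfrak a)$, with $\partial_b=\partial(b)$ the derivative along $b\in\mathfrak a$; then $\varphi(e^hsw)=(\partial(s)f)(h)$. Viewing $s$ as a polynomial function on $\mathfrak a^*$, we have $\partial(s)e^\mu=s(\mu)e^\mu$. On the other hand, two kinds of elements contribute nothing. Put $x^h=e^{-\operatorname{ad}h}x$ for $x\in\mathfrak g$, so that $e^hx^h=xe^h$ on weight modules, and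
\[
\mathcal N_h=\mathfrak k^hU(\mathfrak g)+U(\mathfrak g)\mathfrak k .
\]
Then $\varphi(e^h\mathcal N_hw)=0$. For generic $h$ these two cases cover everything. Call $h\in\mathfrak a$ \emph{regular} if $e^{2\alpha(h)}\ne1$ for all $\alpha\in\Delta$.

\begin{lemma}\label{lem:decomp}
For regular $h$ we have $U(\mathfrak g)=S(\mathfrak a)\oplus\mathcal N_h$.
\end{lemma}

\begin{proof}
The algebra $\mathfrak k$ is spanned by $\mathfrak m$ and the $k_y$ with $y\in\mathfrak g_\alpha$, $\alpha\in\Delta^+$, and $k_y^h=e^{-\alpha(h)}y+e^{\alpha(h)}\theta y$. Let $\mathfrak s$ be the span of the $k^h_y$. Then $\mathfrak k^h=\mathfrak s\oplus\mathfrak m$. Since $e^{-\alpha(h)}\ne e^{\alpha(h)}$, the elements $k_y^h,k_y$ span the same space as $y,\theta y$, so $\mathfrak g=\mathfrak m\oplus\mathfrak a\oplus\mathfrak n\oplus\mathfrak n^-=\mathfrak s\oplus\mathfrak a\oplus\mathfrak k$. Let $U'=\mathbb C\oplus U'_+$ be the span of the PBW monomials in a basis of $\mathfrak s$, with $U'_+$ spanned by those of positive degree. By PBW, multiplication gives $U(\mathfrak g)\cong U'\otimes S(\mathfrak a)\otimes U(\mathfrak k)$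 and $U(\mathfrak k^h)\cong U'\otimes U(\mathfrak m)$. So
\[
\mathcal K=U'_+S(\mathfrak a)U(\mathfrak k)+S(\mathfrak a)U(\mathfrak k)\mathfrak k
\]
is a complement of $S(\mathfrak a)$, and we show $\mathcal K=\mathcal N_h$. The inclusion $\mathcal K\subset\mathcal N_h$ holds because $U'_+\subset\mathfrak sU(\mathfrak g)$. Next, $U(\mathfrak g)\mathfrak k=U'S(\mathfrak a)U(\mathfrak k)\mathfrak k\subset\mathcal K$. Finally $\mathfrak k^hU(\mathfrak g)=\mathfrak k^hU(\mathfrak k^h)\,S(\mathfrak a)U(\mathfrak k)$, and the augmentation ideal $\mathfrak k^hU(\mathfrak k^h)$ equals $U'_+U(\mathfrak m)+\mathfrak mU(\mathfrak m)$. Since $\mathfrak m$ commutes with $\mathfrak a$, we can move the factors from $U(\mathfrak m)$ past $S(\mathfrak a)$ into $U(\mathfrak k)$; the first summand then lands in $U'_+S(\mathfrak a)U(\mathfrak k)$ and the second in $S(\mathfrak a)\mathfrak kU(\mathfrak k)=S(\mathfrak a)U(\mathfrak k)\mathfrak k$.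
\end{proof}

Write $\equiv$ for congruence modulo $\mathcal N_h$. Fix a basis $(s_j)$ of $S(\mathfrak a)$. For $u\in U(\mathfrak g)$ write $u\equiv\sum_jc_j(h)s_j$, and define the \emph{radial part} of $u$ as the differential operator $R(u)=\sum_jc_j\,\partial(s_j)$ on the set of regular elements. By construction, for $L,\varphi,w,f$ as in Lemma~\ref{lem:spherical},
\begin{equation}\label{eq:radialdef}
\varphi(e^huw)=(R(u)f)(h).
\end{equation}
The radial part can be computed by removing one factor at a time from the left.

\begin{lemma}\label{lem:rules}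
Let $u\in U(\mathfrak g)$. For $\alpha\in\Delta^+$ and $y\in\mathfrak g_\alpha$,
\begin{equation}\label{eq:rules}
y\,u\equiv\frac1{1-e^{-2\alpha(h)}}\,[k_y,u],\qquad\theta y\,u\equiv-\frac{e^{-2\alpha(h)}}{1-e^{-2\alpha(h)}}\,[k_y,u].
\end{equation}
For $x\in\mathfrak m$ we have $xu\equiv0$. For $b\in\mathfrak a$ we have $R(bu)=\partial_b\circ R(u)$.
\end{lemma}

\begin{proof}
Take $y,u$ homogeneous and write $\alpha=\alpha(h)$. From $k_y^hu\equiv0$ we get $yu\equiv-e^{2\alpha}\theta y\,u$, and from $uk_y\equiv0$ we get $yu+\theta y\,u=k_yu\equiv[k_y,u]$. Hence $(1-e^{2\alpha})\,\theta y\,u\equiv[k_y,u]$, which gives \eqref{eq:rules}. The second claim holds because $\mathfrak m\subset\mathfrak k^h$.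

For the third claim, expand $u$ in the PBW basis of the last proof. On the finite-dimensional space of elements of bounded degree this basis depends holomorphically on $h$, hence so do the coordinates of $u$, and
\[
u=\sum_jc_j(h)s_j+\sum_ix_i^h\,u_i(h)+\sum_iu'_i(h)\,x'_i,\qquad x_i,x'_i\in\mathfrak k,
\]
with $c_j,u_i,u'_i$ holomorphic. Differentiate along $b$. Since $\partial_b(x^h)=-[b,x^h]$, we get $\sum_i[b,x_i^h]u_i\equiv\sum_j(\partial_bc_j)s_j$. Now multiply the expansion by $b$ on the left and use $bx_i^h=x_i^hb+[b,x_i^h]$; this gives $bu\equiv\sum_j\big(c_j\,bs_j+(\partial_bc_j)s_j\big)$, which is the Leibniz rule for $\partial_b\circ R(u)$.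
\end{proof}

Let $\mathcal A$ be the algebra of functions generated by $1$ and the $(1-e^{-2\alpha})^{-1}$, $\alpha\in\Delta^+$. It contains $e^{-2\alpha}(1-e^{-2\alpha})^{-1}=(1-e^{-2\alpha})^{-1}-1$ and $\coth\alpha=2(1-e^{-2\alpha})^{-1}-1$, and it is stable under each $\partial_b$, since $\partial_b(1-e^{-2\alpha})^{-1}=-2\alpha(b)e^{-2\alpha}(1-e^{-2\alpha})^{-2}$. Elements of $\mathcal A$ are rational functions of the algebraically independent functions $e^{-\sigma}$, $\sigma\in\Sigma$, regular at the origin, so they are determined by their power series in the $e^{-\sigma}$. A differential operator $P$ with coefficients in $\mathcal A$ therefore has an \emph{expansion}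
\[
P=\sum_{\nu\in\mathbb N\Sigma}e^{-\nu}\,\partial(P_\nu),\qquad P_\nu\in S(\mathfrak a),
\]
which determines it. Expansions multiply by the rule $\partial(Q)\circ e^{-\nu}=e^{-\nu}\partial(Q^\nu)$ with $Q^\nu(\xi)=Q(\xi-\nu)$. In particular the \emph{constant term} $P\mapsto P_0$ is multiplicative.

Let $Z(\mathfrak g)$ be the algebra of even elements of $U(\mathfrak g)$ that commute with $\mathfrak g$. Order a PBW basis as $\mathfrak n^-,\mathfrak m,\mathfrak a,\mathfrak n$. A monomial of weight zero contains a factor from $\mathfrak n^-$ if and only if it contains one from $\mathfrak n$, so each $z\in Z(\mathfrak g)$ satisfies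
\begin{equation}\label{eq:Gamma}
z\in\Gamma(z)+\mathfrak mU(\mathfrak m\oplus\mathfrak a)+\mathfrak n^-U(\mathfrak g)\mathfrak n
\end{equation}
with a unique $\Gamma(z)\in S(\mathfrak a)$. On a module generated by a vector of weight $\lambda$ killed by $\mathfrak m\oplus\mathfrak n$, the element $z$ acts by the scalar $\Gamma(z)(\lambda)$.

\begin{proposition}\label{prop:radial}
\begin{enumerate}
\item[(i)] For every $u\in U(\mathfrak g)$ the coefficients of $R(u)$ lie in $\mathcal A$.
\item[(ii)] For $z\in Z(\mathfrak g)$ and $u\in U(\mathfrak g)$ we have $R(uz)=R(u)\circ R(z)$. The operators $R(z)$, $z\in Z(\mathfrak g)$, commute.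
\item[(iii)] For $z\in Z(\mathfrak g)$ the constant term of $R(z)$ is $\Gamma(z)$.
\item[(iv)] In the situation of Lemma~\ref{lem:spherical}, $R(z)f=\Gamma(z)(\lambda)\,f$ for $z\in Z(\mathfrak g)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Induct on the degree. A monomial of positive degree is $xu'$ with $x$ in $\mathfrak a$, $\mathfrak m$, $\mathfrak g_\alpha$ or $\theta\mathfrak g_\alpha$, and the degree of $[k_y,u']$ is at most that of $u'$; apply Lemma~\ref{lem:rules}. (ii) Since $z$ is central, $\mathcal N_hz\subset\mathcal N_h$. So $u\equiv\sum_jc_j(h)s_j$ gives $uz\equiv\sum_jc_j(h)s_jz$, and $R(s_jz)=\partial(s_j)\circ R(z)$ by Lemma~\ref{lem:rules}. (iii) In \eqref{eq:Gamma} the second summand has radial part $0$, and by the second formula in \eqref{eq:rules} and (i) the radial part of the third summand has no constant term. (iv) Put $u=z$ in \eqref{eq:radialdef}.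
\end{proof}

One radial part can be written down. If $(e_a)$ is a homogeneous basis of $\mathfrak g$ and $(e_a,e^b)=\delta_{ab}$, the \emph{Casimir element} is $\Omega=\sum_ae^ae_a$. It lies in $Z(\mathfrak g)$, because $\sum_ae^a\otimes e_a$ corresponds to the identity under the $\mathfrak g$-isomorphism $\mathfrak g\otimes\mathfrak g\to\operatorname{End}\mathfrak g$, $x\otimes y\mapsto x\,(y,\cdot)$.

\begin{lemma}\label{lem:casimir}
Let $(h_i)$ be an orthonormal basis of $\mathfrak a$. Then
\begin{equation}\label{eq:casimir}
R(\Omega)=\sum_i\partial_{h_i}^2+\sum_{\alpha\in\Delta^+}\operatorname{sdim}(\mathfrak g_\alpha)\coth(\alpha)\,\partial_{t_\alpha},\qquad\Gamma(\Omega)(\lambda)=(\lambda,\lambda+2\rho).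
\end{equation}
\end{lemma}

\begin{proof}
Choose the basis adapted to the orthogonal decomposition of $\mathfrak g$ into $\mathfrak a$, $\mathfrak m$ and the $\mathfrak g_\alpha\oplus\mathfrak g_{-\alpha}$. The $\mathfrak a$-part of $\Omega$ is $\sum_ih_i^2$, and the $\mathfrak m$-part lies in $\mathfrak mU(\mathfrak m)$ and is $\equiv0$. Fix $\alpha\in\Delta^+$ and homogeneous bases $(y_i),(z_i)$ of $\mathfrak g_\alpha$ with $(y_i,\theta z_j)=\delta_{ij}$; let $|i|$ be the common parity of $y_i,z_i$. The vector dual to $y_i$ is $\theta z_i$ and the vector dual to $\theta z_i$ is $(-1)^{|i|}y_i$. So the $\pm\alpha$-part of $\Omega$ is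
\[
\sum_i\big(\theta z_i\,y_i+(-1)^{|i|}y_i\,\theta z_i\big)=X_\alpha+2\sum_i\theta z_i\,y_i,\qquad X_\alpha=\sum_i(-1)^{|i|}[y_i,\theta z_i].
\]
We claim that $X_\alpha=\operatorname{sdim}(\mathfrak g_\alpha)\,t_\alpha$. The form $\langle y,z\rangle=(y,\theta z)$ on $\mathfrak g_\alpha$ is supersymmetric, since $(z,\theta y)=(\theta z,y)=(-1)^{|y||z|}(y,\theta z)$. Hence $\sum_i(-1)^{|i|}y_i\otimes z_i=\sum_iz_i\otimes y_i$: under $x\otimes y\mapsto x\langle y,\cdot\rangle$ the left side fixes each $y_j$ and the right side fixes each $z_j$, so both give the identity. Applying $x\otimes y\mapsto[x,\theta y]$ we get $X_\alpha=\sum_i[z_i,\theta y_i]$, and therefore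
\[
\theta X_\alpha=\sum_i(-1)^{|i|}[\theta y_i,z_i]=-\sum_i[z_i,\theta y_i]=-X_\alpha .
\]
So $X_\alpha\in\mathfrak c_{\mathfrak p}(\mathfrak a)=\mathfrak a$, and $(X_\alpha,h)=\sum_i(-1)^{|i|}(y_i,[\theta z_i,h])=\operatorname{sdim}(\mathfrak g_\alpha)\,\alpha(h)$ proves the claim. It follows that $\Gamma(\Omega)=\sum_ih_i^2+\sum_\alpha X_\alpha$, which is the second formula.

By \eqref{eq:rules}, $\theta z_i\,y_i\equiv(1-e^{2\alpha})^{-1}\big([z_i,y_i]+[\theta z_i,y_i]\big)$. The term $[z_i,y_i]\in\mathfrak g_{2\alpha}$ is $\equiv0$ by \eqref{eq:rules} with $u=1$, and $\sum_i[\theta z_i,y_i]=-X_\alpha$. So the $\pm\alpha$-part of $\Omega$ is congruent to $\big(1+\frac2{e^{2\alpha}-1}\big)X_\alpha=\coth(\alpha)X_\alpha$.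
\end{proof}

For the other central elements we shall guess the radial part and confirm the guess by the following uniqueness statement. It is the non-degeneracy of the form on $\mathfrak a$ that makes it work for all $\nu$, isotropic or not.

\begin{lemma}\label{lem:unique}
Let $P$ be a differential operator with coefficients in $\mathcal A$ that commutes with $R(\Omega)$ and has constant term $0$. Then $P=0$.
\end{lemma}

\begin{proof}
Suppose not, and choose $\nu$ with $P_\nu\ne0$ whose sum of coefficients with respect to $\Sigma$ is minimal; then $\nu\ne0$. Let $L_0(\xi)=(\xi,\xi+2\rho)$ be the constant term of $R(\Omega)$. By minimality, the coefficient of $e^{-\nu}$ in $[R(\Omega),P]$ involves only $L_0$ and $P_\nu$, and it is $\partial\big((L_0^\nu-L_0)P_\nu\big)$. The polynomial $L_0(\xi-\nu)-L_0(\xi)=-2(\xi,\nu)+(\nu,\nu-2\rho)$ is non-zero, so $P_\nu=0$, a contradiction.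
\end{proof}

\section{Rank one: proof of Theorem~\ref{thm:general}}\label{sec:rankone}

\subsection{A differential operator in one variable}

For integers $p$ and $q\ge0$ put
\[
N=-\tfrac p2-q,\qquad D=\partial_t^2+(p\coth t+2q\coth2t)\,\partial_t,\qquad c(k)=k(k-2N).
\]
We shall see that $D$ is the radial part of the Casimir element of $\mathfrak l_\beta$ when $p=\operatorname{sdim}\mathfrak g_\beta$ and $q=\operatorname{sdim}\mathfrak g_{2\beta}$. ``Laurent polynomial'' means Laurent polynomial in $e^t$.

\begin{example}\label{ex:jordan}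
For the pair of Example~\ref{ex:osp22} we have $p=-2$, $q=0$, $N=1$ and $D=\partial_t^2-2\coth t\,\partial_t$. If $V_\Sigma(2\beta)$ were simple, its spherical function would be a Laurent polynomial containing $e^{2t}$ and satisfying $Df=c(2)f=0$. The equation $g''=2\coth t\,g'$ says that $g'/\sinh^2t$ is constant, so the solutions are spanned by $1$ and $\sinh2t-2t$. The second is not a Laurent polynomial, so no such $f$ exists. Equivalently, $D\cosh2t=4\cosh2t-8\cosh^2t=-4$: on $\langle1,\cosh2t\rangle$ the operator $D$ is a Jordan block, and its only eigenvector has the smaller exponent $a'=0$.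
\end{example}

The general statement is the same, and the Wronskian replaces the explicit solution.

\begin{lemma}\label{lem:ode}
Suppose $N\in\mathbb N$. Let $a\in\{N+1,\dots,2N\}$, with $a$ even if $q\ge1$, and $a'=2N-a$. There is a non-zero even Laurent polynomial $P$ with highest exponent $a'$ and $DP=c(a)P$. If $q\ge1$, every Laurent polynomial solution of $Dg=c(a)g$ is a multiple of $P$. If $q=0$, every even Laurent polynomial solution is a multiple of $P$.
\end{lemma}

\begin{proof}
For $k\ge1$ we have $\sinh kt/\sinh t=e^{(k-1)t}+e^{(k-3)t}+\dots+e^{-(k-1)t}$. So $\coth t\,\sinh kt$ is an even Laurent polynomial with leading term $\frac12e^{kt}$ and exponents of the parity of $k$; replacing $t$ by $2t$, the same holds for $\coth2t\,\sinh kt$ when $k$ is even. Hence $D\cosh kt$ equals $(k^2+pk+2qk)\cosh kt=c(k)\cosh kt$ plus a combination of $\cosh jt$ with $j<k$, $j\equiv k\pmod2$, where $k$ is required to be even if $q\ge1$. On the span of the $\cosh kt$ with $0\le k\le a'$ (and $k$ even if $q\ge1$; note that $a'$ is then even) $D$ is triangular. Since $c(k)=c(a)$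 only for $k\in\{a,a'\}$ and $a'<a$, the value $c(a)$ occurs on the diagonal exactly once, at $k=a'$. This gives $P$.

Let $g$ be another Laurent polynomial solution and $\mathcal W=Pg'-P'g$, an entire function of $t$. Then $\mathcal W'=-(p\coth t+2q\coth2t)\mathcal W$, so the meromorphic function $\mathcal W\sinh^p(t)\sinh^q(2t)$ has derivative zero and is a constant. If $q\ge1$, evaluate at $t=i\pi/2$, where $\sinh t=i$ and $\sinh2t=0$: the constant is $0$. If $q=0$, then $p=-2N$ and $\mathcal W$ is a multiple of the even function $\sinh^{2N}t$; when $g$ is even, $\mathcal W$ is also odd. In both cases $\mathcal W=0$, so $(g/P)'=0$.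
\end{proof}

The evaluation at $i\pi/2$ needs $q\ge0$, which for Levi subalgebras is supplied by Lemma~\ref{lem:multiples}.

\subsection{Simplicity forbids critical values}

\begin{proposition}\label{prop:necessary}
Let $\Sigma$ be a base and $\lambda\in P^+_\Sigma$ with $V=V_\Sigma(\lambda)$ simple. Then $\lambda(h_\beta)/2$ is not critical for any non-isotropic $\beta\in\Sigma$.
\end{proposition}

\begin{proof}
\emph{Reduction to $\mathfrak l=\mathfrak l_\beta$.} Let $v$ be the generator of $V$ and $L=U(\mathfrak l)v$. Since $V=U(\mathfrak n^-)v$ and $\Sigma$ is linearly independent, a PBW monomial of weight $-d\beta$ involves only roots in $\mathbb C\beta$, so $L=\bigoplus_{d\in\mathbb N}V_{\lambda-d\beta}$. We claim that $L$ is a simple $\mathfrak l$-module. Let $\mathfrak u$ be the sum of the $\mathfrak g_\alpha$ with $\alpha\in\Delta^+\setminus\mathbb C\beta$ and $\mathfrak u^-=\theta\mathfrak u$; these are subalgebras and $\mathfrak g=\mathfrak u^-\oplus\mathfrak l\oplus\mathfrak u$. Such an $\alpha$ involves a simple root other than $\beta$, so $\lambda-d\beta+\alpha\not\le\lambda$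 and $\mathfrak uL=0$. If $L'\ne0$ is an $\mathfrak l$-submodule of $L$, then $V=U(\mathfrak g)L'=U(\mathfrak u^-)L'$, and the sum of the weight spaces of $U(\mathfrak u^-)L'$ with weights in $\lambda+\mathbb C\beta$ is $L'$. So $L'=L$. As $\varphi(v)=1$, Lemma~\ref{lem:spherical} applies to $\mathfrak l$ and $L$ (Remark~\ref{rem:levi}) and gives a spherical function $f$.

\emph{The equation.} Put $p=\operatorname{sdim}\mathfrak g_\beta$ and $q=\operatorname{sdim}\mathfrak g_{2\beta}$, so $N=N(\beta)$. By Lemma~\ref{lem:multiples} the positive roots of $\mathfrak l$ are among $\beta,2\beta$, we have $q=\dim\mathfrak g_{2\beta}\ge0$, and the vector $\rho$ of $\mathfrak l$ is $-N\beta$. Write $\lambda=\lambda_0+a\beta$ with $(\lambda_0,\beta)=0$, so $a=\lambda(h_\beta)/2$. Let $H=h_\beta/2=t_\beta/(\beta,\beta)$, so that $\beta(H)=1$, $\lambda_0(H)=0$ and $\mathfrak a=\mathbb CH\oplus\ker\beta$ is an orthogonal sum. Then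
\[
f(tH+h')=e^{\lambda_0(h')}g(t)\quad(h'\in\ker\beta),\qquad g(t)=\sum_{d\ge0}g_{a-d}\,e^{(a-d)t},\quad g_a\ne0 .
\]
Take $h_1=(\beta,\beta)^{1/2}H$ and an orthonormal basis $h_2,\dots$ of $\ker\beta$. Since $\partial_{t_\beta}=(\beta,\beta)\partial_t$ and $\partial_{t_{2\beta}}=2(\beta,\beta)\partial_t$, formula \eqref{eq:casimir} for $\mathfrak l$ reads $R(\Omega)=(\beta,\beta)D+\sum_{i\ge2}\partial_{h_i}^2$, with eigenvalue $(\beta,\beta)c(a)+(\lambda_0,\lambda_0)$. The last sum acts on $f$ by $(\lambda_0,\lambda_0)$, so Proposition~\ref{prop:radial}(iv) gives $Dg=c(a)g$.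

\emph{The contradiction.} Suppose that $a$ is critical. Then $a$ is an integer and $g$ is a Laurent polynomial.

If $q\ge1$, then $2\beta$ has a non-zero even root space, and Lemma~\ref{lem:sl2}(iii) shows that $\lambda(h_{2\beta})=a$ is even. By Lemma~\ref{lem:ode}, $g\in\mathbb CP$, which is impossible because $g_a\ne0$ and $P$ has highest exponent $a'<a$.

If $q=0$, then $2\beta\notin\Delta$. Lemma~\ref{lem:ode} speaks only of even solutions, so consider $g_+(t)=\frac12(g(t)+g(-t))$. It solves the same equation, since $D$ commutes with $t\mapsto-t$, and its coefficient of $e^{at}$ is $\frac12(g_a+g_{-a})$. If $\mathfrak g_{\beta,\bar0}\neq0$, then $g$ is even because $f\circ s_\beta=f$, so $g_{-a}=g_a$. If $\mathfrak g_\beta$ is purely odd, there is no reflection, but the module is short: $\mathfrak g_{-\beta}$ is an odd abelian subalgebra of dimension $-p=2N$, so $L=\Lambda(\mathfrak g_{-\beta})v$, all exponents of $g$ are at least $a-2N>-a$, and $g_{-a}=0$. In both cases $e^{at}$ occurs in $g_+\in\mathbb CP$, a contradiction.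
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(a) The module $V_{\Sigma'}(\lambda_{\Sigma'})\cong V_\Sigma(\lambda)$ is simple; apply Proposition~\ref{prop:necessary} to $\Sigma'$ and $\lambda_{\Sigma'}$. Full reflectability is used only to have $\lambda_{\Sigma'}$.

(b) One direction is Proposition~\ref{prop:necessary}. Conversely, let $V=V_\Sigma(\lambda)$ be non-simple with generator $v$, and take $\mu,s$ from Lemma~\ref{lem:submodule}, so $\lambda-\mu=j\beta$ with $j$ a positive even integer. Write $\lambda=\lambda_0+a\beta$ and $\mu=\lambda_0+a'\beta$ with $(\lambda_0,\beta)=0$, and $N=N(\beta)$; by Lemma~\ref{lem:multiples}, $\rho=-N\beta$. The Casimir element acts on $V$ by one scalar, so \eqref{eq:casimir} applied to $v$ and $s$ gives $a(a-2N)=a'(a'-2N)$. As $a\ne a'$, we get $a'=2N-a$ and $j=2(a-N)$. Thus $a-N$ is a positive integer; this is where the parity in Lemma~\ref{lem:submodule} is used.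

Suppose first that $\mathfrak g_{c\beta,\bar0}\ne0$ for some $c\in\{1,2\}$. Lemma~\ref{lem:sl2}(iii) applies to $v$ and to $s$, and $\lambda(h_{c\beta})=2a/c$, $\mu(h_{c\beta})=2a'/c$; so $a,a'\in\mathbb N$. Then $N=a-(a-N)$ is an integer, $N<a$, and $a\le2N$ because $a'\ge0$. These inequalities force $N>0$, and $a$ is critical.

Otherwise $2\beta\notin\Delta$ by Lemma~\ref{lem:multiples}, and $\mathfrak g_\beta$ is purely odd. The form $(y,\theta z)$ on it is non-degenerate and skew-symmetric, so $\dim\mathfrak g_\beta$ is even and $N=\frac12\dim\mathfrak g_\beta$ is a positive integer. Hence $a$ is an integer with $a>N$. Since $V=\Lambda(\mathfrak g_{-\beta})v$ has the weight $\lambda-j\beta$, we have $j\le2N$, that is, $a\le2N$. Again $a$ is critical.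

Finally let $\lambda$ be fully reflectable. The condition of the Conjecture includes the case $\Sigma'=\Sigma$, so it implies simplicity; the converse is (a).
\end{proof}

\section{The pairs $(\mathfrak{gl}(m|n),\mathfrak{gl}(r)\oplus\mathfrak{gl}(m-r|n))$: proof of Theorem~\ref{thm:gl}}\label{sec:gl}

\subsection{The pair and its spherical weights}

Let $E=\mathbb C^{m|n}$ with even basis vectors $g_1,\dots,g_m$, let $E'=\langle g_1,\dots,g_r\rangle$, and let $\theta$ be conjugation by $\operatorname{diag}(1_r,-1_{m-r}\,|\,{-1_n})$. Use the form $\frac12\operatorname{str}(xy)$. Let $\mathfrak a$ be spanned by $a_j=E_{j,r+j}+E_{r+j,j}$ $(1\le j\le r)$, an orthonormal basis, with dual basis $e_j$; so $(e_j,e_k)=\delta_{jk}$ and $t_{e_j}=a_j$. The vectors $g_j^\pm=g_j\pm g_{r+j}$ have weight $\pm e_j$, and the zero weight space $E^0$ has dimension $(m-2r|n)$. The weights of $\mathfrak g=E\otimes E^*$ are differences of weights of $E$. The root $2e_j$ arises once, as $e_j-(-e_j)$; each of $e_j\pm e_k$ arises twice, for instance $e_j-e_k=(-e_k)-(-e_j)$; and $e_j=e_j-0=0-(-e_j)$.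 So the root spaces have dimensions
\[
\pm2e_j:\ (1|0),\qquad\pm e_j\pm e_k:\ (2|0),\qquad\pm e_j:\ (2(m-2r)\,|\,2n).
\]
Since $n\ge1$, we have $\Delta=BC_r$. The centralizer of $\mathfrak a$ is spanned by $\mathfrak a$, the elements $m_j=E_{jj}+E_{r+j,r+j}\in\mathfrak k$ and $\mathfrak{gl}(E^0)\subset\mathfrak k$, so the standing assumptions hold. We find $N(\pm e_j)=-(m-2r-n)-1=N$ and $N(\pm e_j\pm e_k)=-1$. Put $p=2(m-2r-n)=-2N-2$ and $q=1$.

\emph{Spherical weights.} Let $\lambda=\sum_j\lambda_je_j\in P^+_\Sigma$. Lemma~\ref{lem:sl2}(iii), applied to the generator of $V_\Sigma(\lambda)$, gives $\lambda_j=\lambda(h_{2e_j})\in2\mathbb N$ and $\lambda_j-\lambda_{j+1}=\lambda(h_{e_j-e_{j+1}})\ge0$. Conversely, let $g_j^*$ be the dual basis vectors; then $g_j^*-g_{r+j}^*$ is dual, up to a factor, to $g_j^-$ and has weight $e_j$. For $1\le s\le r$ put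
\[
v_s=\bigwedge_{j\le s}(g_j+g_{r+j})\otimes\bigwedge_{j\le s}(g_j^*-g_{r+j}^*)\in\Lambda^sE\otimes\Lambda^sE^*,
\]
of weight $2(e_1+\dots+e_s)$. In $E$ and in $E^*$ the weights are $\pm e_k$ and $0$, and $e_j+\alpha$ with $\alpha\in\Delta^+$ is among them only if it is $e_k$ with $k<j$. So $\mathfrak n$ kills both wedge products. The algebra $\mathfrak{gl}(E^0)$ kills each factor, and $m_j$ acts on the two wedge products by opposite scalars, so $\mathfrak mv_s=0$. The summands $E'\subset E$ and $E'^*\subset E^*$ are $\mathfrak k$-stable with $\mathfrak k$-stable complements. Projecting to $\Lambda^sE'\otimes\Lambda^sE'^*$ and contracting is a $\mathfrak k$-coinvariant $\varphi_s$, and $\varphi_s(v_s)\neq0$ because $v_s$ projects to $(g_1\wedge\dots\wedge g_s)\otimes(g_1^*\wedge\dots\wedge g_s^*)$. For $k_1\ge\dots\ge k_r\ge k_{r+1}=0$, the vector $\bigotimes_sv_s^{\otimes(k_s-k_{s+1})}$ generates a finite-dimensional highest weight module of weight $\sum_j2k_je_j$ on which the tensor product of the $\varphi_s$ is a non-zero coinvariant. This proves the description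 of $P^+_\Sigma$. The map $\lambda\mapsto A=(A_1,\dots,A_r)$, $A_j=\lambda_j+2(r-j)$, is a bijection from $P^+_\Sigma$ onto the strictly decreasing sequences of non-negative even integers.

\emph{Reflectability.} A base of $BC_r$ contains no $\pm2e_j$, since $e_j\in\pm\mathbb N\Sigma'$ and $\Sigma'$ is linearly independent; so it is a base of $B_r$, and it equals $w\Sigma$ for some $w$ in the group $W$ of signed permutations. The group $W$ is generated by the reflections in the roots $2e_j$ and $e_j-e_k$, whose root spaces are even. Let $\tilde w$ be the corresponding product of operators $\tilde s_\zeta$ on $V=V_\Sigma(\lambda)$. By Lemma~\ref{lem:sl2}(ii), $\operatorname{Ad}(\tilde w)$ maps $\mathfrak g_\alpha$ to $\mathfrak g_{w\alpha}$. So $\tilde wv$ generates $V$, has weight $w\lambda$ and is killed by $\mathfrak n_{w\Sigma}$. Since $V$ has no non-zero submodule in $\ker\varphi$, Lemma~\ref{lem:recognize} gives $V\cong V_{w\Sigma}(w\lambda)$. Thus $\lambda$ is fully reflectable, and the same modules arise from every base. The only $\beta\in w\Sigma$ for which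 $N(\beta)$ can be non-negative is $we_r$, and $(w\lambda)(h_{we_r})/2=\lambda_r=A_r$. So the condition of the Conjecture is $A_r\notin\{N+1,\dots,2N\}$, a condition that is empty when $N\le0$.

\begin{example}\label{ex:gl44}
Let $m=n=4$, $r=2$, $\lambda=2e_1$. Then $N=3$ and $A=(4,0)$; we have $4\in\{4,5,6\}$ and $2N-4=2\notin\{4,0\}$, so the theorem says that $V_\Sigma(\lambda)$ is not simple, while the Conjecture predicts simplicity. Directly: $v_1\in E\otimes E^*=\mathfrak g$ is a root vector and generates the ideal $\mathfrak{sl}(4|4)$, whose only proper non-zero submodule is $\mathbb C\operatorname{Id}$. The coinvariant $\varphi_1$ is the trace of the upper left $2\times2$ block, and $\varphi_1(\operatorname{Id})=2$. So $V_\Sigma(\lambda)=\mathfrak{sl}(4|4)\supset\mathbb C\operatorname{Id}$. The submodule has $A=(2,0)$: the bead at $4$ has jumped to $2$.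
\end{example}

\subsection{Central characters}

In rank one the Casimir element determined the possible weight of a submodule. In rank $r$ we need more central elements. Let $\mathfrak h\supset\mathfrak a$ be the Cartan subalgebra of matrices that are diagonal in a basis consisting of $g_1^+,\dots,g_r^+$, a homogeneous basis of $E^0$, and $g_r^-,\dots,g_1^-$, in this order. Let $\varepsilon_1,\dots,\varepsilon_m$ and $\delta_1,\dots,\delta_n$ be the weights of the even and odd basis vectors, numbered in this order, so that $\varepsilon_j|_{\mathfrak a}=e_j$ and $\varepsilon_{m+1-j}|_{\mathfrak a}=-e_j$ for $j\le r$ and the other weights restrict to $0$. Let $\mathfrak b$ be the Borel subalgebra of upper triangular matrices in this basis, and $\hat\rho$ half the sum of the even positive roots minus half the sum of the odd ones. On $\mathfrak h^*$ use the form $\langle\cdot,\cdot\rangle$ with $\langle\varepsilon_i,\varepsilon_i\rangle=1$, $\langle\delta_k,\delta_k\rangle=-1$ for which the $\varepsilon_i,\delta_k$ are orthogonal. By the Harish-Chandra theorem for $\mathfrak{gl}(m|n)$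 (Kac, Sergeev; see \cite{Musson}), for each $l\ge1$ there is $z_l\in Z(\mathfrak g)$ that acts on a module generated by a $\mathfrak b$-highest weight vector of weight $\Lambda\in\mathfrak h^*$ by
\[
\sum_i\langle\Lambda+\hat\rho,\varepsilon_i\rangle^l-\sum_k\langle\Lambda+\hat\rho,\delta_k\rangle^l .
\]
The formula is insensitive to how even and odd basis vectors are interleaved. Indeed, exchanging two neighbors of opposite parity replaces an odd simple root $\alpha$ by $-\alpha$ and $\hat\rho$ by $\hat\rho+\alpha$; if $\langle\Lambda,\alpha\rangle\ne0$, a root vector for $-\alpha$ takes the highest weight vector to a non-zero highest weight vector of weight $\Lambda-\alpha$ for the new Borel subalgebra; so $\Lambda+\hat\rho$ is unchanged for a Zariski dense set of $\Lambda$.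

The positive roots of $\mathfrak b$ restrict to $e_j-e_k$ $(j<k)$, $e_j+e_k$ $(j\le k)$, $e_j$ or $0$, so the nilradical of $\mathfrak b$ lies in $\mathfrak m\oplus\mathfrak n$. Hence the generator of $I_\Sigma(\lambda)$, for any $\lambda=\sum_j\lambda_je_j\in\mathfrak a^*$, is a $\mathfrak b$-highest weight vector. Its weight restricts to $\lambda$ on $\mathfrak a$ and to $0$ on $\mathfrak h\cap\mathfrak m$, so $\Lambda=\sum_{j\le r}\frac{\lambda_j}2(\varepsilon_j-\varepsilon_{m+1-j})$. For $j\le r$, the vector $g_j^+$ comes before $m-j$ even and $n$ odd basis vectors and after $j-1$ even ones, so $\langle\hat\rho,\varepsilon_j\rangle=\frac12(m-n+1-2j)$; the vector $g_j^-$ comes after $m-j$ even and $n$ odd vectors and before $j-1$ even ones, which gives the opposite value. With $A_j=\lambda_j+2(r-j)$,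
\[
\langle\Lambda+\hat\rho,\varepsilon_j\rangle=\tfrac12(A_j-N)=-\langle\Lambda+\hat\rho,\varepsilon_{m+1-j}\rangle\qquad(j\le r),
\]
and the remaining pairings do not depend on $\lambda$. Therefore, as polynomials in $\lambda$,
\begin{equation}\label{eq:central}
\Gamma(z_{2l})(\lambda)=2^{1-2l}\sum_{j=1}^r(A_j-N)^{2l}+\text{const}.
\end{equation}
The numbers $A_j-N$ are the coordinates of $\lambda+\rho$, since the multiplicities give $\rho_j=\frac p2+1+2(r-j)=2(r-j)-N$. The jump $A_j\mapsto2N-A_j$ is the reflection of $\lambda+\rho$ in $e_j$.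

\subsection{The condition is sufficient}

Assume that $2N-A_j\in\{A_1,\dots,A_r\}$ whenever $A_j\in\{N+1,\dots,2N\}$, and suppose that $V_\Sigma(\lambda)$ is not simple. Take $\mu$ from Lemma~\ref{lem:submodule} and let $B=(B_1>\dots>B_r)$ be its sequence. Each $z_{2l}$ acts by one scalar, so by \eqref{eq:central} the numbers $(A_j-N)^2$ and $(B_j-N)^2$ have the same power sums, and by Newton's identities they form the same multiset. Consider a value $s^2$, $s\in\mathbb N$, in this multiset. The entries of $A$ and of $B$ that produce it are among $N\pm s$, and the entries of each sequence are distinct and non-negative. If $s=0$, or $s>N$, or $s^2$ has multiplicity two, the entries of $A$ and $B$ that produce it coincide. In the remaining case $0<s\le N$ and the multiplicity is one. Then the entry of $A$ is $N-s$, since $N+s\in\{N+1,\dots,2N\}$ would be present without its partner, and the entry of $B$ is $N\pm s\ge N-s$. So $\sum_jB_j\ge\sum_jA_j$, with equality only if $A=B$. But the coordinates of each simple root add up to $0$ or $1$, so $\mu\le\lambda$ gives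 $\sum_jA_j\ge\sum_jB_j$. Hence $A=B$ and $\mu=\lambda$, contradicting Lemma~\ref{lem:submodule}.

\subsection{Separation of variables}

From now on assume that $V_\Sigma(\lambda)$ is simple, and let $f$ be its spherical function, in the coordinates $t_j=e_j(h)$, $\partial_j=\partial/\partial t_j$. By Lemma~\ref{lem:spherical} its exponents lie in $\lambda-2\mathbb N\Sigma\subset2\mathbb Z^r$, and it is $W$-invariant. A Laurent polynomial in $e^{2t}$ that is even in $t$ is a polynomial in $\cosh2t$, so $f$ is a symmetric polynomial in $x_j=\cosh2t_j$.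

Let $D$ be the operator of Section~\ref{sec:rankone} with the present $p$ and $q=1$; its parameter $-\frac p2-q$ is the present $N$, which may have any sign. With $x=\cosh2t$ we have $\partial_t=2\sinh2t\,\partial_x$, $\partial_t^2=4(x^2-1)\partial_x^2+4x\,\partial_x$, $2\coth t\sinh2t=2(x+1)$ and $4\coth2t\sinh2t=4x$, so
\begin{equation}\label{eq:Dx}
D=4(x^2-1)\partial_x^2+\big(8x+2p(x+1)\big)\partial_x,\qquad Dx^k=c(2k)\,x^k+\text{lower terms},
\end{equation}
because $4k(k-1)+(8+2p)k=2k(2k-2N)$. Let $D_j$ be $D$ acting in the variable $t_j$. The roots $e_j\pm e_k$ couple the variables in $R(\Omega)$, but since their multiplicity is $2$ the coupling is removed by conjugation with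
\begin{equation}\label{eq:Pi}
\Pi=\prod_{j<k}(x_j-x_k)=\prod_{j<k}2\sinh(t_j-t_k)\sinh(t_j+t_k)=\kappa\,e^{\varrho}\prod_{j<k}(1-e^{-2(e_j-e_k)})(1-e^{-2(e_j+e_k)}),
\end{equation}
where $\varrho=\sum_j2(r-j)e_j$ and $\kappa=2^{-r(r-1)/2}$. Indeed, the roots $e_j,2e_j$ contribute the first order part of $D_j$ to \eqref{eq:casimir}, and the roots $e_j\pm e_k$ contribute
\[
2\sum_{j<k}\big(\coth(t_j-t_k)(\partial_j-\partial_k)+\coth(t_j+t_k)(\partial_j+\partial_k)\big)=2\sum_j(\partial_j\log\Pi)\,\partial_j .
\]
By the Leibniz rule $\Pi^{-1}\circ D_j\circ\Pi=D_j+2(\partial_j\log\Pi)\partial_j+\Pi^{-1}D_j(\Pi)$, so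
\[
R(\Omega)=\Pi^{-1}\circ\Big(\sum_jD_j\Big)\circ\Pi-c_0,\qquad c_0=\Pi^{-1}\sum_jD_j(\Pi).
\]
The function $c_0$ is a constant: by \eqref{eq:Dx}, $\sum_jD_j$ preserves the space of antisymmetric polynomials of degree less than $r$ in each variable, which is the line spanned by $\Pi$.

This suggests candidates for the other radial parts. For $l\ge1$ let $Q_l=\Pi^{-1}\circ\sum_jD_j^l\circ\Pi$; it commutes with $Q_1=R(\Omega)+c_0$. We have $\Pi^{-1}\circ\partial_j\circ\Pi=\partial_j+\partial_j\log\Pi$, where $\partial_j\log\Pi\in\mathcal A$ has constant term $2(r-j)$, and $\coth t_j,\coth2t_j\in\mathcal A$ have constant term $1$. So $Q_l$ has coefficients in $\mathcal A$, and since $p+2=-2N$ and constant terms multiply, its constant term is the polynomial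
\[
\lambda\mapsto\sum_jc(A_j)^l=\sum_j\big((A_j-N)^2-N^2\big)^l .
\]
By the binomial theorem and \eqref{eq:central} this equals $\Gamma(z)$ for a linear combination $z$ of $1,z_2,\dots,z_{2l}$. The operator $R(z)-Q_l$ has coefficients in $\mathcal A$, commutes with $R(\Omega)$ and has constant term $0$ by Proposition~\ref{prop:radial}(i)--(iii), so $R(z)=Q_l$ by Lemma~\ref{lem:unique}. Proposition~\ref{prop:radial}(iv) now says that the antisymmetric polynomial $F=\Pi f$ satisfies
\begin{equation}\label{eq:F}
\sum_jD_j^l\,F=\Big(\sum_jc(A_j)^l\Big)F\qquad(l\ge1).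
\end{equation}
By \eqref{eq:Pi} and Lemma~\ref{lem:spherical}, written as a sum of exponentials, $F$ has all exponents $\le\lambda+\varrho=A$, and $e^A$ occurs with the non-zero coefficient $\kappa f_\lambda$.

\subsection{Jordan blocks of $D$ on $\mathbb C[x]$}

We index degrees by even integers: $K\in2\mathbb N$ stands for degree $K/2$ in $x$, that is, highest exponent $K$ in $e^t$. For $K\ne K'$ we have $c(K)=c(K')$ if and only if $K+K'=2N$. Let $\mathcal C$ be the finite set of even integers in $\{N+1,\dots,2N\}$, and $K^*=2N-K$ for $K\in\mathcal C$; the coincidences among the values $c(K)$, $K\in2\mathbb N$, are exactly $c(K)=c(K^*)$ with $K\in\mathcal C$. By \eqref{eq:Dx}, the generalized eigenspace of $D$ for a value $c$ on polynomials of degree at most $k$ has dimension equal to the number of $K\le2k$ with $c(K)=c$. So for $K\in\mathcal C$ the generalized eigenspace $G_K$ for $c(K)$ is two-dimensional and contains a polynomial $u_K$ of degree $K/2$. By Lemma~\ref{lem:ode} with $q=1$, the eigenvectors in $G_K$ are the multiples of a polynomial of degree $K^*/2$.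 Hence $u_K$ is not an eigenvector, and $u_{K^*}:=(D-c(K))u_K$ is a non-zero eigenvector, of degree $K^*/2$. For all other $K\in2\mathbb N$ let $u_K$ be an eigenvector of degree $K/2$. In the basis $(u_K)$ of $\mathbb C[x]$,
\[
D=D_s+\sum_{K\in\mathcal C}n_K,\qquad D_su_K=c(K)u_K,
\]
where $n_K$ sends $u_K$ to $u_{K^*}$ and the other basis vectors to $0$. The operators $D_s$ and $n_K$ commute and all products $n_Kn_{K'}$ vanish, so $D^l=D_s^l+l\sum_{K\in\mathcal C}c(K)^{l-1}n_K$.

Identify antisymmetric polynomials in $x_1,\dots,x_r$ with $\Lambda^r\mathbb C[x]$. They have the basis $u_B=u_{B_1}\wedge\dots\wedge u_{B_r}=\det\big(u_{B_i}(x_j)\big)$, where $B=(B_1>\dots>B_r)$ runs over sequences in $2\mathbb N$. For an operator $X$ on $\mathbb C[x]$ write $X^\wedge=\sum_jX_j$ for the induced derivation of $\Lambda^r\mathbb C[x]$. Then $n_K^\wedge u_B=0$ if $K\notin B$ or $K^*\in B$, and otherwise $n_K^\wedge u_B=\pm u_{B'}$, where $B'$ is obtained from $B$ by replacing $K$ with $K^*$. This is the bead rule.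

\begin{example}
In Example~\ref{ex:gl44}, $p=-8$ and $D=4(x^2-1)\partial_x^2-(8x+16)\partial_x$, with $\mathcal C=\{4,6\}$ and $c(4)=c(2)=-8$. We compute $(D+8)1=8$, $(D+8)x=-16$ and $(D+8)x^2=-32x-8$. So $x+2$ is an eigenvector and $(D+8)(x^2-7)=-32(x+2)$; we may take $u_4=x^2-7$, $u_2=-32(x+2)$. For $A=(4,0)$ we get $n_4^\wedge(u_4\wedge u_0)=u_2\wedge u_0\ne0$, and the argument below shows that no solution of \eqref{eq:F} can contain $u_4\wedge u_0$. For $A=(4,2)$ the obstruction disappears, since $n_4^\wedge(u_4\wedge u_2)=u_2\wedge u_2=0$.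
\end{example}

\subsection{The condition is necessary}

Write $F=\sum_BF_Bu_B$.

\emph{Step 1: $F_A\ne0$.} The combination $\sum_ic_i\sigma_i$ of the simple roots, in the order listed, has coordinates $(c_1,c_2-c_1,\dots,c_r-c_{r-1})$. So for integer vectors, $\xi\le B$ if and only if $\xi_1+\dots+\xi_s\le B_1+\dots+B_s$ for $s=1,\dots,r$. An exponent $\xi$ of $u_B$ satisfies $\xi_j\le B_{\sigma(j)}$ for some permutation $\sigma$, so its partial sums are bounded by those of the decreasing sequence $B$, and $\xi\le B$. The exponent $\xi=B$ forces $B_j\le B_{\sigma(j)}$ for all $j$, hence $\sigma=1$, so $e^B$ occurs in $u_B$ with non-zero coefficient. Let $B$ be maximal for $\le$ among the sequences with $F_B\ne0$. Then $e^B$ occurs in no other $u_{B'}$ with $F_{B'}\ne0$, so it occurs in $F$, and $B\le A$. Hence all $B$ with $F_B\ne0$ satisfy $B\le A$. The exponential $e^A$ occurs in $F$, and it occurs in $u_B$ only if $A\le B$; so it comes from $u_A$.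

\emph{Step 2: $n_K^\wedge F=0$ for all $K\in\mathcal C$.} We have $\sum_jD_j^l=S_l+T_l$ with $S_l=(D_s^l)^\wedge$ diagonal in the basis $(u_B)$ and $T_l=l\sum_Kc(K)^{l-1}n_K^\wedge$ nilpotent, and the two commute. On an eigenspace of $S_l$ with eigenvalue $s$, the operator $S_l+T_l-\kappa'=(s-\kappa')+T_l$ is injective unless $s=\kappa'$; so an eigenvector of $S_l+T_l$ with eigenvalue $\kappa'$ lies in the $\kappa'$-eigenspace of $S_l$ and is killed by $T_l$. By \eqref{eq:F}, $\sum_Kc(K)^{l-1}n_K^\wedge F=0$ for all $l\ge1$, with the convention $0^0=1$. The numbers $c(K)=(K-N)^2-N^2$, $K\in\mathcal C$, are distinct, so the Vandermonde determinant gives the claim. The Casimir element alone would give only $\sum_Kn_K^\wedge F=0$; the higher central elements separate the terms.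

\emph{Step 3.} Fix $K\in\mathcal C$. On sequences $B$ with $K\in B$ and $K^*\notin B$ the map $B\mapsto B'$ is injective, so Step 2 gives $F_B=0$ for all such $B$. Since $F_A\ne0$, every $A_j\in\{N+1,\dots,2N\}$, being an element of $\mathcal C$, has $2N-A_j\in\{A_1,\dots,A_r\}$. This completes the proof of the criterion.

\subsection{Comparison with the Conjecture}

If $r=1$, the alternative $2N-A_1=A_1$ is impossible for $A_1>N$, so the two conditions agree. If $N\le0$, both are empty. If $N=1$, the set $\{N+1,\dots,2N\}$ is $\{2\}$, with partner $0$. If $A_j=2$ with $j<r$, then $A_{j+1}=0$ and the partner is present; if $A_r=2$, it is absent. So both conditions say $A_r\ne2$.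

Let $r\ge2$ and $N\ge2$. Choose $\lambda$ with $A_r=2$, $A_{r-1}=2N$, and with even $A_1>\dots>A_{r-2}>2N$ if $r>2$. Then $A_r=2<N+1$, so the Conjecture predicts simplicity. But $A_{r-1}=2N$ lies in $\{N+1,\dots,2N\}$ and its partner $0$ is absent, so $V_\Sigma(\lambda)$ is not simple. Theorem~\ref{thm:gl} is proved.

\section{Multiples of a non-isotropic simple root}\label{sec:multiples}

\begin{proof}[Proof of Lemma~\ref{lem:multiples}]
Since $\Delta\subset\pm\mathbb N\Sigma$ and $\Sigma$ is linearly independent, the multiples of $\beta$ in $\Delta$ have the form $\pm c\beta$ with $c\ge1$ an integer; by $\theta$ it is enough to treat $+c\beta$. If $\mathfrak g_{c\beta,\bar0}\ne0$, Lemma~\ref{lem:sl2}(i) gives $\beta(h_{c\beta})=2/c\in\mathbb Z$. So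
\begin{equation}\label{eq:evenmult}
\mathfrak g_{c\beta,\bar0}=0\qquad\text{for }c\ge3,
\end{equation}
and it remains to show that $\mathfrak g_{d\beta,\bar1}=0$ for $d\ge2$.

\emph{Passage to the roots of $\mathfrak g$.} Let $\mathfrak h$ be a Cartan subalgebra of $\mathfrak g_{\bar0}$ containing $\mathfrak a$. It lies in $\mathfrak m_{\bar0}\oplus\mathfrak a$, so $\mathfrak h=\mathfrak a\oplus\mathfrak t$ with $\mathfrak t=\mathfrak h\cap\mathfrak m$, and it is $\theta$-stable. Let $\Phi\subset\mathfrak h^*$ be the set of roots of $\mathfrak g$. Recall that each root space is one-dimensional, spanned by an even or odd vector $e_\alpha$; that $[e_\alpha,e_{-\alpha}]$ is a non-zero multiple of the element of $\mathfrak h$ dual to $\alpha$; that $2\alpha$ is an even root if $\alpha$ is odd and non-isotropic; and that on the span of $\Phi$ the form is a multiple of the standard one used below. We have $\mathfrak h^*=\mathfrak a^*\oplus\mathfrak t^*$, an orthogonal sum with $\theta=-1$ on $\mathfrak a^*$ and $\theta=1$ on $\mathfrak t^*$; restriction to $\mathfrak a$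 is $\alpha\mapsto\frac12(\alpha-\theta\alpha)$, and $\theta$ preserves $\Phi$, parities and the form.

Suppose that $\alpha\in\Phi$ is odd with $\gamma:=\alpha|_{\mathfrak a}=d\beta$, $d\ge2$. If $\alpha$ were non-isotropic, the even root $2\alpha$ would restrict to $2d\beta$, against \eqref{eq:evenmult}. So $\alpha$ and $\theta\alpha$ are isotropic, and $0\ne(\gamma,\gamma)=-\frac12(\alpha,\theta\alpha)$. Hence $[[e_{\theta\alpha},e_{-\theta\alpha}],e_\alpha]\ne0$, and by the Jacobi identity $[e_{\theta\alpha},e_\alpha]\neq0$ or $[e_{-\theta\alpha},e_\alpha]\neq0$. So one of $\alpha\pm\theta\alpha$ is zero or an even root. Neither is zero: $\alpha-\theta\alpha=2\gamma\ne0$, and $\theta\alpha=-\alpha$ would give $(\alpha,\theta\alpha)=0$. The element $\alpha-\theta\alpha$ restricts to $2d\beta$, so it is not an even root by \eqref{eq:evenmult}. Therefore $\eta:=\alpha+\theta\alpha\in\mathfrak t^*$ is an even root that is the sum of $\alpha$ and another isotropic odd root, and $\gamma=\alpha-\frac12\eta$. Let $\kappa\in\Phi$ restrict to $\beta=\gamma/d$. Then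
\begin{equation}\label{eq:kappa}
(\kappa,\gamma)=(\gamma,\gamma)/d,\qquad\theta\kappa=\kappa-\tfrac2d\gamma\in\Phi .
\end{equation}
We show that this is impossible. In each type, permutations and sign changes of the coordinates that preserve $\Phi$ bring $\alpha$ to the form given.

\emph{The root systems.}
\begin{itemize}
\item $\mathfrak{gl}(m|n)$: even roots $\varepsilon_i-\varepsilon_j$, $\delta_i-\delta_j$; odd roots $\pm(\varepsilon_i-\delta_k)$; orthogonal basis with $(\varepsilon_i,\varepsilon_i)=1$, $(\delta_k,\delta_k)=-1$. Take $\alpha=\varepsilon_i-\delta_k$. The sum $\alpha+(\delta_b-\varepsilon_a)$ is a root if and only if exactly one of $a=i$, $b=k$ holds, and $\alpha+(\varepsilon_a-\delta_b)$ is never a root.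
\item $\mathfrak{osp}(m|2n)$: even roots $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\delta_i\pm\delta_j$, $\pm2\delta_i$, and $\pm\varepsilon_i$ for $m$ odd; odd roots $\pm\varepsilon_i\pm\delta_j$ (isotropic), and $\pm\delta_j$ for $m$ odd; form as for $\mathfrak{gl}$. Take $\alpha=\varepsilon_i+\delta_j$. In $\alpha+(\pm\varepsilon_a\pm\delta_b)$ the $\delta$-parts or the $\varepsilon$-parts must cancel, and $2\varepsilon_i$ is not a root.
\item $F(4)$: even roots $\pm\varepsilon_i\pm\varepsilon_j$, $\pm\varepsilon_i$, $\pm\delta$; odd roots $\frac12(\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3\pm\delta)$; orthogonal basis with $(\varepsilon_i,\varepsilon_i)=1$, $(\delta,\delta)=-3$. Take $\alpha$ with all signs $+$. Then $\eta$ has coordinates in $\{0,1\}$.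
\item $G(3)$: $\varepsilon_1+\varepsilon_2+\varepsilon_3=0$, $(\varepsilon_i,\varepsilon_j)=1-3\delta_{ij}$, $(\delta,\delta)=2$, $(\varepsilon_i,\delta)=0$; even roots $\pm\varepsilon_i$, $\varepsilon_i-\varepsilon_j$, $\pm2\delta$; odd roots $\pm\varepsilon_i\pm\delta$ (isotropic) and $\pm\delta$. Take $\alpha=\varepsilon_1+\delta$ and let $\{1,j,k\}=\{1,2,3\}$. The sum $\alpha+(\pm\varepsilon_a+\delta)$ is a root only when it is $2\delta$, and $\alpha+(\pm\varepsilon_a-\delta)$ is a root only for $a\ne1$, where $\varepsilon_1+\varepsilon_k=-\varepsilon_j$.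
\end{itemize}
This gives the possibilities for $\eta$ in the table. The fifth column is a lattice containing $(\Phi,\gamma)$, read off from the lists of roots, and the last column lists the $d\ge2$ for which $(\gamma,\gamma)/d$ lies in it, as the first equation of \eqref{eq:kappa} requires.
\[
\begin{array}{l|l|l|c|c|c}
\mathfrak g&\eta&\gamma=\alpha-\frac12\eta&(\gamma,\gamma)&(\Phi,\gamma)\subset&d\\\hline
\mathfrak{gl}&\varepsilon_i-\varepsilon_j&\frac12(\varepsilon_i+\varepsilon_j)-\delta_k&-\frac12&\frac12\mathbb Z&\text{none}\\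
&\delta_j-\delta_k&\varepsilon_i-\frac12(\delta_j+\delta_k)&\frac12&\frac12\mathbb Z&\text{none}\\\hline
\mathfrak{osp}&\varepsilon_i\pm\varepsilon_b&\frac12(\varepsilon_i\mp\varepsilon_b)+\delta_j&-\frac12&\frac12\mathbb Z&\text{none}\\
&\delta_j\pm\delta_b\ (b\ne j)&\varepsilon_i+\frac12(\delta_j\mp\delta_b)&\frac12&\frac12\mathbb Z&\text{none}\\
&2\delta_j&\varepsilon_i&1&\mathbb Z&\text{none}\\\hline
F(4)&\delta&\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3)&\frac34&\frac14\mathbb Z&3\\
&\varepsilon_1&\frac12(\varepsilon_2+\varepsilon_3+\delta)&-\frac14&\frac14\mathbb Z&\text{none}\\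
&\varepsilon_1+\varepsilon_2&\frac12(\varepsilon_3+\delta)&-\frac12&\frac12\mathbb Z&\text{none}\\\hline
G(3)&\varepsilon_1-\varepsilon_j&-\frac12\varepsilon_k+\delta&\frac32&\frac12\mathbb Z&3\\
&-\varepsilon_j&\frac12(\varepsilon_1-\varepsilon_k)+\delta&\frac12&\frac12\mathbb Z&\text{none}\\
&2\delta&\varepsilon_1&-2&\mathbb Z&2
\end{array}
\]
In the third row for $F(4)$, the odd roots pair with $\gamma$ to $\frac14(\pm1\pm3)\in\frac12\mathbb Z$. Three rows and the type $D(2,1;a)$ remain.

\emph{$F(4)$, $\eta=\delta$, $d=3$.} The $\varepsilon$-coordinates of $\kappa-\frac23\gamma$ lie in $\frac12\mathbb Z-\frac13$, while those of roots lie in $\frac12\mathbb Z$.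

\emph{$G(3)$, $\eta=\varepsilon_1-\varepsilon_j$, $d=3$.} The $\delta$-coefficient of $\kappa-\frac23\gamma$ lies in $\mathbb Z-\frac23$, while that of a root is an integer.

\emph{$G(3)$, $\eta=2\delta$, $d=2$.} Here $\beta=\frac12\varepsilon_1$ and $(\kappa,\varepsilon_1)=-1$. The pairings of $\varepsilon_1$ with $\pm\varepsilon_1$, $\pm\varepsilon_j$, $\pm(\varepsilon_1-\varepsilon_j)$ and $\varepsilon_j-\varepsilon_k$ are $\mp2$, $\pm1$, $\mp3$ and $0$, so $\kappa=-\varepsilon_j+s\delta$ for some $j\in\{2,3\}$ and $s\in\{0,\pm1\}$. Since $\delta=\frac12\eta\in\mathfrak t^*$, the root $\varepsilon_j$ restricts to $-\beta$, and $\varepsilon_1=\gamma$ restricts to $2\beta$. So the even root $\varepsilon_1-\varepsilon_j$ restricts to $3\beta$, against \eqref{eq:evenmult}.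

\emph{$D(2,1;a)$.} The form depends on $a$, so we use only the second equation of \eqref{eq:kappa}. In a basis $\varepsilon_1,\varepsilon_2,\varepsilon_3$ of $\mathfrak h^*$ the even roots are $\pm2\varepsilon_i$ and the odd roots are $\pm\varepsilon_1\pm\varepsilon_2\pm\varepsilon_3$. Take $\alpha=\varepsilon_1+\varepsilon_2+\varepsilon_3$. Then $\eta=2\varepsilon_i$ for some $i$, and after renumbering $\eta=2\varepsilon_1$, $\gamma=\varepsilon_2+\varepsilon_3$. For $d\ge3$ the vector $\kappa-\frac2d\gamma$ has non-integral coordinates. For $d=2$, the three coordinates of a root have the same parity, and subtracting $\varepsilon_2+\varepsilon_3$ changes the parity of exactly two of them. In neither case is $\kappa-\frac2d\gamma$ a root.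

All cases are excluded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Musson}
Musson, \emph{Lie Superalgebras and Enveloping Algebras}.

\bibitem{Sherman}
Alexander Sherman, \emph{On the Cartan-Helgason theorem for supersymmetric pairs}, arXiv:2403.19145 (2024).

\end{thebibliography}
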